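# Orbit growth and interpretability in $(\mathbb Q;<)$: the gap at the dense local order

## 1. Stable structures of at most exponential growth

Two things can be asked about a structure: how many essentially different $n$-element subsets it has, and whether it can be coded inside the order of the rationals. These notes show that a structure which cannot be coded must have many different subsets, and they find the exact threshold. The question is a conjecture from Manuel Bodirsky, Bertalan Bodor, Paolo Marimon, "Taking model-complete cores", arXiv:2512.21278 (2025). We start with the case in which the order plays no role and the answer is quick.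

**Conventions.** Structures are countable and relational, and a structure and its domain carry the same name. A structure $\mathfrak A$ is *$\omega$-categorical* if its first-order theory has a unique countable model up to isomorphism. Put $G=\operatorname{Aut}(\mathfrak A)$, and let $G_A$ be the pointwise stabilizer of a finite $A\subset\mathfrak A$. By the theorem of Engeler, Ryll-Nardzewski and Svenonius, a countably infinite $\mathfrak A$ is $\omega$-categorical iff $G$ has finitely many orbits on $\mathfrak A^m$ for every $m$. In that case $G_A$ also has finitely many orbits on every $\mathfrak A^m$, and a relation is first-order definable with parameters in $A$ iff it is $G_A$-invariant. In particular, two $\omega$-categorical structures on one domain with the same automorphism group are first-order interdefinable. The group $G$ is closed: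

(1.1) a permutation $f$ of $\mathfrak A$ lies in $G$ if for every finite tuple $\bar x$ there is $g\in G$ with $g\bar x=f\bar x$.

**Definition (orbit growth).** $u_n(\mathfrak A)$ is the number of orbits of $\operatorname{Aut}(\mathfrak A)$ on the $n$-element subsets of $\mathfrak A$.

For a pure infinite set and for $(\mathbb Q;<)$ we have $u_n=1$ for all $n$. For an equivalence relation with infinitely many infinite classes, $u_n$ is the number of partitions of the integer $n$. We use the fact that $u_n\le u_{n+1}$ for infinite structures (Cameron, Math. Z. 148 (1976)).

**Definition (interpretation).** $\mathfrak B$ is *interpretable* in $\mathfrak C$ if for some $d\ge1$ there are a subset $D\subseteq\mathfrak C^d$ definable without parameters, a definable equivalence relation on $D$, and a surjection from $D$ onto $\mathfrak B$ whose kernel is this relation, such that the preimages of equality and of every relation of $\mathfrak B$ are definable in $\mathfrak C$.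

**Definition (NIP, stable, monadically stable).** A formula $\phi(\bar x;\bar y)$ has the *independence property* in $\mathfrak B$ if for every $n$ there are tuples $\bar a_1,\dots,\bar a_n$ and $\bar b_J$ ($J\subseteq\{1,\dots,n\}$) in $\mathfrak B$ with $\phi(\bar a_i,\bar b_J)\Leftrightarrow i\in J$. It has the *order property* if for every $n$ there are $\bar a_i,\bar b_j$ ($i,j\le n$) with $\phi(\bar a_i,\bar b_j)\Leftrightarrow i\le j$. The structure (or its theory) is *NIP* if no formula has the independence property, and *stable* if no formula has the order property. It is *monadically stable* if every expansion by unary relations is stable.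

For example, $(\mathbb Q;<)$ is NIP and unstable. The grid $\omega\times\omega$ with the two relations "same first coordinate" and "same second coordinate" is stable, being interpretable in a pure infinite set, but it is not monadically stable. To see this, name the sets $X=\omega\times\{0\}$, $Y=\{0\}\times\omega$ and $P=\{(i,j):1\le i\le j\}$. For $x=(i,0)\in X$ and $y=(0,j)\in Y$ with $i,j\ge1$, the formula "some $z\in P$ has the first coordinate of $x$ and the second coordinate of $y$" says $i\le j$.

We quote three published theorems; the first is used from Section 3 on.

* **(T1)** (P. Simon, *Linear orders in NIP theories*, Adv. Math. 395 (2022)) An $\omega$-categorical structure whose theory is NIP and unstable interprets, with finitely many parameters, an infinite linear order.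
* **(T2)** (S. Braunfeld, *Monadic stability and growth rates of $\omega$-categorical structures*, Proc. London Math. Soc. 124 (2022)) If $\mathfrak B$ is $\omega$-categorical and stable but not monadically stable, then $c^n=o(u_n(\mathfrak B))$ for every $c$.
* **(T3)** (B. Bodor, *Classification of $\omega$-categorical monadically stable structures*, J. Symb. Logic 89 (2024)) The class of $\omega$-categorical monadically stable structures is the smallest class containing the one-element structure and closed under isomorphisms, finite disjoint unions, infinite copies and finite index first-order reducts.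

Here $\mathfrak B_1\sqcup\mathfrak B_2$ has automorphism group $\operatorname{Aut}(\mathfrak B_1)\times\operatorname{Aut}(\mathfrak B_2)$. The structure $\omega\cdot\mathfrak B$ ("infinite copies") has domain $\omega\times\mathfrak B$ and group $\operatorname{Aut}(\mathfrak B)\wr\operatorname{Sym}(\omega)$. For instance, the equivalence relation with infinitely many infinite classes is $\omega\cdot(\omega\cdot\mathbf 1)$, where $\mathbf 1$ is the one-element structure.

**Actions of $\Gamma=\operatorname{Aut}(\mathbb Q;<)$.** To interpret a structure in $(\mathbb Q;<)$ it is convenient to forget formulas and to let $\Gamma$ act. Let $\Gamma_F$ be the pointwise stabilizer of a finite $F\subset\mathbb Q$. A subgroup of $\Gamma$ is *open* if it contains some $\Gamma_F$. A countable $\Gamma$-set is *admissible* if its point stabilizers are open and it has finitely many orbits. For example, $\mathbb Q\times\{1,\dots,s\}$ with $\sigma(q,i)=(\sigma q,i)$ is admissible.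

**Lemma 1.1.** (a) The disjoint union and the product (with diagonal action) of two admissible $\Gamma$-sets are admissible. (b) If $\Gamma$ acts by automorphisms on $\mathfrak B$ and the domain is an admissible $\Gamma$-set, then $\mathfrak B$ is interpretable in $(\mathbb Q;<)$.

*Proof.* (a) Disjoint unions are clear. For products we may take single orbits $X=\Gamma/V$, $Y=\Gamma/V'$ with $\Gamma_F\le V$, $\Gamma_{F'}\le V'$. Point stabilizers in $X\times Y$ are intersections of two open subgroups, and $\Gamma_E\cap\Gamma_{E'}=\Gamma_{E\cup E'}$, so they are open. The set $X\times Y$ is an equivariant image of $\Gamma/\Gamma_F\times\Gamma/\Gamma_{F'}$, which is the set of pairs consisting of an increasing $|F|$-tuple and an increasing $|F'|$-tuple of rationals. The orbit of such a pair is determined by the order type of the combined tuple, so there are finitely many orbits.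

(b) Let $x_1,\dots,x_r$ represent the orbits. Choose finite nonempty $F_i$ such that $\Gamma_{F_i}$ fixes $x_i$; enlarging them, assume $|F_1|<\dots<|F_r|=:d$. Let $\bar q_i\in\mathbb Q^d$ list $F_i$ increasingly, with the last entry repeated. The orbits $\Gamma\bar q_i$ are pairwise different, because the numbers of distinct entries differ. Their union $D$ is $\Gamma$-invariant, hence definable. The stabilizer of $\bar q_i$ is $\Gamma_{F_i}$, so $\gamma\bar q_i\mapsto\gamma x_i$ is a well-defined equivariant surjection $D\to\mathfrak B$. Preimages of equality and of the relations of $\mathfrak B$ are $\Gamma$-invariant, hence definable in $(\mathbb Q;<)$. $\square$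

**Lemma 1.2.** Every finite structure and every $\omega$-categorical monadically stable structure carries a $\Gamma$-action by automorphisms with admissible domain. In particular it is interpretable in $(\mathbb Q;<)$.

*Proof.* On a finite structure let $\Gamma$ act trivially. The class of structures with such an action contains the one-element structure. It is closed under isomorphisms, under first-order reducts (the automorphism group only grows), and under finite disjoint unions by Lemma 1.1(a). For infinite copies identify $\omega$ with $\mathbb Q$ and let $\sigma\in\Gamma$ act by $(q,b)\mapsto(\sigma q,\sigma b)$. This lies in $\operatorname{Aut}(\mathfrak B)\wr\operatorname{Sym}(\mathbb Q)$, and $\mathbb Q\times\mathfrak B$ is admissible by Lemma 1.1(a). Now (T3) shows that the class contains all $\omega$-categorical monadically stable structures, and Lemma 1.1(b) gives the interpretation. $\square$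

**Lemma 1.3.** Let $\mathfrak B$ be infinite and $\omega$-categorical with $u_n(\mathfrak B)\le c^n$ for infinitely many $n$. Then $\mathfrak B$ is NIP. If $\mathfrak B$ is stable, it is monadically stable.

*Proof.* The second claim is (T2). For the first, suppose $\phi(\bar x;\bar y)$ has the independence property and put $t=|\bar x|+|\bar y|$. For every $H\subseteq\{1,\dots,n\}^2$ there are $\bar a_i,\bar b_j$ ($i,j\le n$) in $\mathfrak B$ with $\phi(\bar a_i,\bar b_j)\Leftrightarrow(i,j)\in H$: take $\bar b_j$ to be the tuple $\bar b_J$ for $J=\{i:(i,j)\in H\}$. Let $S_H$ be a $tn$-set containing all their entries. If $gS_{H'}=S_H$, where $S_{H'}$ was built from $\bar a_i',\bar b_j'$, then $H'$ can be read off from the tuple $(g\bar a_1',\dots,g\bar a_n',g\bar b'_1,\dots,g\bar b_n')$, which is a $tn$-tuple of elements of $S_H$. So one orbit serves at most $(tn)^{tn}$ sets $H'$, and $u_{tn}\ge2^{n^2}(tn)^{-tn}$. We may assume $c\ge1$. If $tn\le N<t(n+1)$, then $u_N\ge u_{tn}$ by monotonicity, and for large $n$ this exceeds $c^{t(n+1)}\ge c^N$. This contradicts the hypothesis. $\square$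

**Proposition 1.4.** Let $\mathfrak B$ be infinite, $\omega$-categorical and stable, with $u_n(\mathfrak B)\le c^n$ for some $c$ and infinitely many $n$. Then $\mathfrak B$ is interpretable in $(\mathbb Q;<)$.

*Proof.* Lemma 1.3 gives monadic stability, and Lemma 1.2 the interpretation. $\square$

So for stable structures any exponential bound suffices. What changes when $\mathfrak B$ is unstable? Three structures are good to keep in mind. Let $\mathfrak Q_s$ (for $1\le s<\omega$) have domain $\mathbb Q\times\{1,\dots,s\}$ and the relation $(x,i)\lhd(y,j):\Leftrightarrow x<y$. Let $\mathfrak Q_\omega$ be defined in the same way on $\mathbb Q\times\omega$. Let $\mathfrak Q^{(2)}$ be $(\mathbb Q;<)$ with two names for the parts of a partition into two dense sets. Call the sets with constant first coordinate the blocks of $\mathfrak Q_s$ and $\mathfrak Q_\omega$. Automorphisms act on the blocks as any element of $\Gamma$ and arbitrarily inside blocks. Hence an orbit of $n$-sets is described by the sequence of sizes of the intersections with the blocks, listed in increasing order. So $u_n(\mathfrak Q_s)$ is the number of compositions of $n$ with parts at most $s$ (for $s=2$ a Fibonacci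 number), and $u_n(\mathfrak Q_\omega)=2^{n-1}$. In $\mathfrak Q^{(2)}$ orbits are words in two letters, so $u_n(\mathfrak Q^{(2)})=2^n$. All $\mathfrak Q_s$ are interpretable in $(\mathbb Q;<)$ by Lemma 1.1(b), and their growth rates increase toward $2$. So for unstable structures the candidate for a threshold is near $2^n$. The next section produces a structure just below $2^n$ which is not interpretable.

## 2. The dense local order and its necklaces

**Definition.** Let $\mathbb S$ be a countable dense subset of the unit circle containing no two antipodal points. For distinct $x,y\in\mathbb S$ let $x\prec y$ hold iff the counterclockwise angle from $x$ to $y$ is less than $\pi$; exactly one of $x\prec y$, $y\prec x$ holds. The dense local order is $S(2)=(\mathbb S;\prec)$. Put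
$$\operatorname{Betw}=\{(x,y,z)\in\mathbb S^3: x\prec y\prec z\ \vee\ z\prec y\prec x\},\qquad \mathfrak S=(\mathbb S;\operatorname{Betw}).$$

It is known that $\mathfrak S$ is $\omega$-categorical and not interpretable in $(\mathbb Q;<)$. What is $u_n(\mathfrak S)$?

Try $n=3$ by hand. Three points lie in a half circle, so that $x\prec y\prec z$ and $x\prec z$, or they do not, so that $x\prec y\prec z\prec x$. In the first case only $y$ is between the two others, in the second case every point is. So there are at least two orbits. To see the pattern, draw $S$ together with $-S$ and walk around the circle, writing $1$ at a point of $S$ and $0$ at a point of $-S$. The half-circle triple gives $111000$, the other triple $101010$. The second half of the word is always the complement of the first half. There are $2^3=8$ such words; up to rotation, $111000$ accounts for $6$ and $101010$ for $2$. For $n=4$ there are $16$ words, namely the $8$ rotations of $11110000$ and the $8$ rotations of $11010010$. The next lemma turns this into a count for all $n$.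

**Notation.** Let $D_m=\{\pm1\}\ltimes\mathbb Z_m$, of order $2m$, act on $\mathbb Z_m$ by $i\mapsto\pm i+c$. Let
$$\mathcal X_n=\{f:\mathbb Z_{2n}\to\{0,1\}: f(i+n)=1-f(i)\},\qquad |\mathcal X_n|=2^n,$$
$$a_n=\frac1{4n}\Bigl(\sum_{d\mid n,\ d\text{ odd}}\varphi(d)2^{n/d}+n2^{\lfloor (n+1)/2\rfloor}\Bigr)\sim\frac{2^{n-2}}n .$$
Let $b_n$ be the number of orbits of $D_n\times\mathbb Z_2$ on $\{0,1\}^{\mathbb Z_n}$, where $\mathbb Z_2$ exchanges $0$ and $1$.

**Lemma 2.1.** (a) $D_{2n}$ has exactly $a_n$ orbits on $\mathcal X_n$. (b) $b_n=a_n$ for $n$ odd and $b_n>a_n$ for $n$ even. (c) $\frac{2^n}{4n}\le a_n\le\frac1{4n}(2^n+n2^{n/3}+n2^{(n+1)/2})$ and $a_n\le2^n$; so $a_n<\frac{2^n-1}{2n}$ for large $n$. (d) $u_n(\mathfrak S)=a_n$.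

*Proof of (a).* We count fixed points and use the Cauchy–Frobenius lemma; the group has order $4n$. Consider the rotation by $c$ and put $e=\gcd(c,2n)$. The fixed $f$ are the $e$-periodic ones. If $e\mid n$, this contradicts $f(i+n)=1-f(i)$. Otherwise $d=2n/e$ is odd, since $n=e\cdot d/2$, so $d\mid n$ and $n=d\cdot e/2\equiv e/2\pmod e$. The condition becomes $f(i+e/2)=1-f(i)$, and there are $2^{e/2}=2^{n/d}$ solutions. Each odd $d\mid n$ arises from $\varphi(d)$ values of $c$.

Now consider the reflection $\rho:i\mapsto c-i$. A fixed $f$ satisfies $f(c+n-i)=f(c-(i-n))=f(i-n)=1-f(i)$. If $c+n$ is even, some $i$ satisfies $c+n-i=i$, so there is no fixed $f$. If $c+n$ is odd ($n$ values of $c$), neither $i\mapsto i+n$ nor $i\mapsto c+n-i$ has a fixed point. So $f$ may be prescribed by one arbitrary value on each orbit of the group generated by $\rho$ and $i\mapsto i+n$: it must be invariant under $\rho$ and change sign under the two other nontrivial elements, and point stabilizers lie in $\{1,\rho\}$. If $n$ is even then $c$ is odd, all orbits have size $4$, and there are $n/2$. If $n$ is odd then $c$ is even, the two fixed points of $\rho$ form one orbit, the others have size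 $4$, and there are $1+(n-1)/2=(n+1)/2$. In both cases we get $2^{\lfloor(n+1)/2\rfloor}$.

*Proof of (b).* The group again has order $4n$. Rotations contribute $\sum_{d\mid n}\varphi(d)2^{n/d}$. A rotation of order $d$ combined with the exchange requires values alternating along cycles of length $d$, so these contribute $\sum_{d\mid n,\,d\text{ even}}\varphi(d)2^{n/d}$. For $n$ odd every reflection has one fixed point: reflections contribute $n2^{(n+1)/2}$ and reflections with exchange $0$. For $n$ even, half of the reflections have two fixed points and half have none. They contribute $\frac n2(2^{n/2+1}+2^{n/2})$ without exchange and $\frac n2 2^{n/2}$ with exchange, together $2n2^{n/2}$. Hence $4n(b_n-a_n)=0$ for $n$ odd, and $4n(b_n-a_n)=2\sum_{d\mid n,\,d\text{ even}}\varphi(d)2^{n/d}+n2^{n/2}>0$ for $n$ even.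

*Proof of (c).* The lower bound is the term $d=1$. The terms with $d\ge3$ sum to at most $n2^{n/3}$ because $\sum_{d\mid n}\varphi(d)=n$. Finally $a_n\le|\mathcal X_n|=2^n$.

*Proof of (d).* Put $\mathbb S^\pm=\mathbb S\cup-\mathbb S$ and extend $\prec$ to non-antipodal pairs of distinct points of $\mathbb S^\pm$ by the same definition. For such a pair, $x\prec y$ iff the triple $(x,y,-x)$ is counterclockwise. For an $n$-set $S\subset\mathbb S$ list $S\cup-S$ counterclockwise as $z_0,\dots,z_{2n-1}$. Multiplication by $-1$ is a fixed-point free rotation of this list of order $2$, so $-z_i=z_{i+n}$. Let $f_S(i)=1$ iff $z_i\in S$. Then $f_S\in\mathcal X_n$ is well defined up to rotation. Every $f\in\mathcal X_n$ occurs: take $n$ short arcs in the upper half circle and choose a point of $\mathbb S$ in each arc or in its antipode, as prescribed.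

*Step 1: equivalent words give equivalent sets.* If $f_S,f_{S'}$ are $D_{2n}$-equivalent, there is a bijection $S\cup-S\to S'\cup-S'$ which commutes with $-1$, maps $S$ to $S'$, and preserves (or reverses) cyclic order. Given a new $x\in\mathbb S$, choose by density $x'\in\mathbb S$ in the corresponding arc and extend by $x\mapsto x'$, $-x\mapsto-x'$; the properties are kept. Going back and forth we obtain a permutation of $\mathbb S^\pm$ that preserves $\mathbb S$, commutes with $-1$, and preserves or reverses cyclic order. By the description of $\prec$ through $(x,y,-x)$ it preserves or reverses $\prec$, hence preserves $\operatorname{Betw}$. So $S,S'$ lie in one orbit.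

*Step 2: equivalent sets give equivalent words.* Let $g\in\operatorname{Aut}(\mathfrak S)$ and $gS=S'$. For $y\in\mathbb S$, two distinct points $x,x'\ne y$ lie on different sides of the partition $\{x:x\prec y\},\{x:y\prec x\}$ iff $\operatorname{Betw}(x,y,x')$. So at each $y$ one of two alternatives holds: $x\prec y\Leftrightarrow gx\prec gy$ for all $x\ne y$, or $x\prec y\Leftrightarrow gy\prec gx$ for all $x\ne y$. A single pair $\{x,y\}$ decides the alternative at $y$ and also the one at $x$, in the same way. So the alternative is the same at all points, and $g$ preserves or reverses $\prec$ on $\mathbb S$. Extend $g$ by $g(-x)=-g(x)$. Since $x\prec y\Leftrightarrow-y\prec x\Leftrightarrow-x\prec-y$, the extension preserves or reverses $\prec$ on non-antipodal pairs of $\mathbb S^\pm$. Three distinct pairwise non-antipodal points $x,y,z$ are counterclockwise iff at least two of $x\prec y$, $y\prec z$, $z\prec x$ hold. Indeed, the three counterclockwise angles from $x$ to $y$, $y$ to $z$, $z$ to $x$ sum to $2\pi$ for a counterclockwise triple, so at most one is $\ge\pi$; otherwise they sum to $4\pi$ and each is less than $2\pi$, so at most one is $<\pi$. A triple of distinct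 points containing an antipodal pair is, up to cyclic rotation of the triple, of the form $(x,y,-x)$, and is counterclockwise iff $x\prec y$. Hence $g$ preserves or reverses cyclic order on $\mathbb S^\pm$, and $f_S,f_{S'}$ are $D_{2n}$-equivalent. $\square$

A permutation of the dense set $\mathbb S^\pm$ preserving or reversing cyclic order extends uniquely to a homeomorphism of the circle. So the proof also shows:

(2.1) $\operatorname{Aut}(\mathfrak S)$ consists of the restrictions to $\mathbb S$ of the homeomorphisms of the circle that commute with $-1$ and preserve $\mathbb S$. The isomorphism type of $\mathfrak S$ does not depend on the choice of $\mathbb S$ (run the back-and-forth of Step 1 between two choices).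

**The results.** For $s\ge1$ let $\phi_s\in[1,2)$ be the positive root of $x^s=x^{s-1}+\dots+x+1$; equivalently $\sum_{j=1}^s\phi_s^{-j}=1$. So $\phi_1=1$, and $\phi_2$ is the golden ratio. Let $\mathbb P$ be a countable dense subset of the unit circle partitioned into two dense subsets, and let $\mathfrak D=(\mathbb P;\operatorname{Sep},E)$. Here $E$ is the equivalence relation with these two classes, and $\operatorname{Sep}(x,y;z,t)$ says that the four points are distinct and $z,t$ lie in different components of the circle minus $\{x,y\}$. By back-and-forth $\mathfrak D$ is unique up to isomorphism.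

**Theorem A.** If $\mathfrak A$ is $\omega$-categorical and not interpretable in $(\mathbb Q;<)$, then $u_n(\mathfrak A)\ge u_n(\mathfrak S)$ for all sufficiently large $n$.

**Theorem B.** $u_n(\mathfrak S)=a_n$ for all $n$. Let $\mathfrak A$ be an infinite $\omega$-categorical structure.

1. (Gap) Exactly one of the following holds: (α) $\mathfrak A$ is interpretable in $(\mathbb Q;<)$ and $\lim_nu_n(\mathfrak A)^{1/n}=\phi_s$ for some $s\ge1$; (β) $u_n(\mathfrak A)\ge u_n(\mathfrak S)$ for all sufficiently large $n$.
2. (Extremal structures) If $\mathfrak A$ is not interpretable in $(\mathbb Q;<)$ and $u_n(\mathfrak A)=u_n(\mathfrak S)$ for infinitely many $n$, then up to isomorphism and first-order interdefinability $\mathfrak A$ is $\mathfrak S$ or $\mathfrak D$. (Neither is interpretable in $(\mathbb Q;<)$; for $\mathfrak D$ equality holds exactly for odd $n$.)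

"Sufficiently large" cannot be made uniform in $\mathfrak A$. The generic $k$-uniform hypergraph has the independence property, while every structure interpretable in the NIP structure $(\mathbb Q;<)$ is NIP, so it is not interpretable. But for $3\le n<k$ it has $u_n=1<a_n$ (note $a_3=a_4=2$, and $a_n\ge2^n/4n>1$ for $n\ge5$).

## 3. Linear orders over parameters, and the polynomial factor they cost

If $\mathfrak A$ is unstable and $u_n(\mathfrak A)<a_n\le2^n$ for infinitely many $n$, then $\mathfrak A$ is NIP by Lemma 1.3, and (T1) applies. The next lemma brings the order it provides down to single elements.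

**Lemma 3.1.** Let $\mathfrak B$ be $\omega$-categorical, NIP and unstable, $H=\operatorname{Aut}(\mathfrak B)$. There are a finite $C\subset\mathfrak B$, an $H_C$-invariant $P\subseteq\mathfrak B$, an infinite linearly ordered set $V$ on which $H_C$ acts by automorphisms, and an $H_C$-equivariant surjection $P\to V$.

*Proof.* By (T1) there are a finite $C$, an $H_C$-invariant $D\subseteq\mathfrak B^m$ and an $H_C$-equivariant surjection $f:D\to V$ onto an infinite linear order on which $H_C$ acts by automorphisms. Take $m$ minimal over all choices of $C$, and suppose $m>1$. For $a\in\mathfrak B$ put $V_a=f(D\cap(\{a\}\times\mathfrak B^{m-1}))$. If some $V_a$ is infinite, then with $C\cup\{a\}$ in place of $C$ the map $\bar y\mapsto f(a,\bar y)$ onto $V_a$ lowers $m$. So all $V_a$ are finite; since $V_{ha}=hV_a$ for $h\in H_C$ and $H_C$ has finitely many orbits, their sizes are bounded. Let $f_k(a)$ be the $k$-th smallest element of $V_a$, when $|V_a|\ge k$. The maps $f_k$ are equivariant with invariant domains, and $V$ is the union of their finitely many images. So some $f_k$ has infinite image, and $m=1$ was possible. This contradicts minimality. $\square$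

**Lemma 3.2.** If $|A|=k$, then $G_A$ has at most $(n+k)^ku_{n+k}(\mathfrak A)$ orbits on $n$-subsets of $\mathfrak A\setminus A$.

*Proof.* Let $\bar a$ enumerate $A$. For each $S$ choose $g_S\in G$ moving $S\cup A$ to a fixed representative $R$ of its $G$-orbit. If $S,S'$ have the same $R$ and $g_S\bar a=g_{S'}\bar a$, then $g_{S'}^{-1}g_S$ lies in $G_A$ and maps $S$ to $S'$. For each $R$ there are at most $(n+k)^k$ values of $g_S\bar a$. $\square$

**Where the first plan stops.** A sensible plan is this. Use the linear order over $C$ to count orbits of $G_C$, then remove the parameters with Lemma 3.2. If the count is too small to be useful, let $\Gamma$ act along the order and use Lemma 1.1(b). Both halves break at the parameters. For the first half, suppose $G_C$ has even $2^n$ orbits on $n$-sets, with $|C|=k$. Lemma 3.2 only gives $u_n(\mathfrak A)\ge2^{n-k}n^{-k}$. Already for $k=2$ this is smaller than $2^n/4n\le a_n$ for $n\ge2$, by a factor of $n$. The loss cannot be dismissed: over two parameters, pieces of $\mathfrak S$ itself look exactly like $\mathfrak Q^{(2)}$ (Example 4.2 below). The factor $\frac1{4n}$ in $a_n$ is the order of a dihedral group, and it is visible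 only if we see all local orders at once. For the second half, one order over $C$ says nothing about how the orders over the conjugates of $C$ fit together, while $\Gamma$ must act on all of $\mathfrak A$ without parameters.

So we shall collect all local orders, show that they agree where they overlap, and glue them to a 1-manifold on which $G$ acts. What survives the loss of a polynomial factor is the exponential rate, and this is what will make the local orders rigid.

**Definition.** An infinite $\omega$-categorical $\mathfrak A$ is *slow* if $\liminf_nu_n(\mathfrak A)^{1/n}\le2$.

By Lemma 3.2, if $\mathfrak A$ is slow and $A\subset\mathfrak A$ is finite, then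

(3.1) there are no $r>2$, $\delta>0$ such that for all $n$ the group $G_A$ has at least $\delta r^n$ orbits on $n$-subsets of $\mathfrak A\setminus A$.

Indeed, otherwise $u_{n+k}\ge\delta r^n(n+k)^{-k}$ for all $n$, so $\liminf u_n^{1/n}\ge r$. To contradict (3.1) we shall always count words.

**Lemma 3.3.** Let $p_1\ge1$, $p_2,p_3,\dots\ge0$ be integers, and let $c_n$ be the number of words of weight $n$ over an alphabet with $p_k$ letters of weight $k$. If $\sum_kp_k2^{-k}>1$, there are $r>2$, $\delta>0$ with $c_n\ge\delta r^n$ for all $n\ge0$.

*Proof.* Choose $K$ with $\sum_{k\le K}p_k2^{-k}>1$ and then $r>2$ with $\sum_{k\le K}p_kr^{-k}\ge1$. Put $\delta=\min_{n<K}c_nr^{-n}$, which is positive since $c_n\ge1$ because of $p_1\ge1$. For $n\ge K$, splitting off the first letter gives by induction $c_n\ge\sum_{k\le K}p_kc_{n-k}\ge\delta r^n\sum_{k\le K}p_kr^{-k}\ge\delta r^n$. $\square$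

**From here to the end of Section 10, $\mathfrak A$ is slow.**

## 4. Charts

For a dense linear order $W$ without endpoints let $\overline W\supseteq W$ be its Dedekind completion, without $\pm\infty$; if $W$ is countable, $\overline W\cong\mathbb R$. Automorphisms of $W$ act on $\overline W$. A group of automorphisms preserving a nonempty subset bounded above (below) fixes its supremum (infimum). An equivalence relation on a linear order is *convex* if its classes are convex.

**Definition.** A *chart over* a finite $A\subset\mathfrak A$ is a pair $(W,<)$. Here $W$ is an infinite set of pairwise disjoint nonempty subsets (*blocks*) of $\mathfrak A$ with $gw\in W$ for $g\in G_A$, $w\in W$, and $<$ is a $G_A$-invariant linear order on $W$ such that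

(C) equality and $W\times W$ are the only $G_A$-invariant convex equivalence relations on $W$.

Put $D_W=\bigcup W$, and let $[x]_W$ be the block of $x\in D_W$.

**Example 4.1.** In $\mathfrak Q_s$ and $\mathfrak Q_\omega$ the blocks of Section 1 form a chart over $\emptyset$: the group is transitive on pairs $v<w$ of blocks, so (C) holds. In $\mathfrak Q^{(2)}$ the singletons form a chart over $\emptyset$. For (C), suppose an invariant convex relation $\sim$ contains a pair $x<y$ with colors $(i,j)$. Then it contains all pairs $x'<y'$ with these colors. For arbitrary $u<v$ choose $x'<u<v<y'$ with colors $i,j$; then $x'\sim y'$, and by convexity $u\sim v$. In $\mathfrak Q^{(2)}$ the points of the first color alone also form a chart.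

**Example 4.2.** In $\mathfrak S$ let $A=\{a,b\}$ with $a\prec b$, and let $W$ be the set of $\{x\}$, $x\in\mathbb S$, such that $x$ or $-x$ lies on the open arc from $a$ to $b$, ordered by the position of this point on the arc. By (2.1) an element of $G_A$ is a homeomorphism of the circle commuting with $-1$ and fixing the four points $\pm a,\pm b$. So it preserves orientation and the arc, and $W$ and its order are invariant. Color $\{x\}$ according to whether $x$ or $-x$ is on the arc. Every color-preserving order automorphism of $W$ extends to a homeomorphism of the arc, can be copied to the antipodal arc, and can be extended by the identity. So it comes from $G_A$ by (2.1). As in $\mathfrak Q^{(2)}$, this gives (C).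

Let $W$ be a chart over $A$. It is determined by the $G_A$-invariant relations "$[x]_W=[y]_W$" and "$[x]_W<[y]_W$" on $\mathfrak A$, so there are finitely many charts over $A$. $G_A$ has finitely many orbits on $W^m$, an equivariant image of $D_W^m$. For $g\in G$ the set $gW$ with the transported order is a chart over $gA$, and $(W,>)$ is a chart over $A$.

**Lemma 4.1.** Let $W$ be a chart over $A$. (a) $W$ is dense without endpoints. (b) Every $G_A$-orbit on $\overline W$ is dense in $\overline W$; hence it is infinite and unbounded on both sides, and $G_A$ fixes no point of $\overline W$. (c) $A\cap D_W=\emptyset$.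

*Proof.* (a) "Finitely many elements lie between $v$ and $w$" is an invariant convex equivalence relation. If it were universal, the number of elements between two blocks would take infinitely many values, but $G_A$ has finitely many orbits on $W^2$. So it is equality, and $W$ is dense. An endpoint $e$ would give the invariant convex partition $\{e\},W\setminus\{e\}$, contradicting (C).

(b) Let $O\subseteq\overline W$ be an orbit. "$\{c\in O:c\le v\}=\{c\in O:c\le w\}$" is an invariant convex equivalence relation on $W$. It is not universal, since for $c\in O$ there are $v,w\in W$ with $v<c\le w$. So it is equality: for $v<w$ in $W$ some $c\in O$ satisfies $v<c\le w$. As $W$ is dense in $\overline W$, so is $O$.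

(c) If $a\in A\cap D_W$, then $G_A$ fixes $[a]_W$, contradicting (b). $\square$

**Lemma 4.2.** Let $P\subseteq\mathfrak A$ be $G_A$-invariant and $f:P\to V$ a $G_A$-equivariant surjection onto an infinite linear order on which $G_A$ acts by automorphisms. Then there is a chart over $A$ each of whose blocks is a union of fibers of $f$.

*Proof.* $G_A$ has finitely many orbits on $V$; let $V_0$ be an infinite one. There are finitely many invariant equivalence relations on $V_0$, since $G_A$ has finitely many orbits on $V_0^2$. Let $\equiv$ be a maximal one among those that are convex and different from $V_0\times V_0$. An invariant convex equivalence relation on $V_1=V_0/{\equiv}$ lifts to one on $V_0$ containing $\equiv$, so $V_1$ satisfies (C). It has at least two elements and a transitive group of order automorphisms, so it has no greatest element and is infinite. Take the blocks $\bigcup_{v\in K}f^{-1}(v)$ for $K\in V_1$. $\square$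

**Words.** Let $W$ be a chart over $A$, $\mathcal T_k$ the finite set of $G_A$-orbits of $k$-sets contained in a block, and $g_k=|\mathcal T_k|$. Elements of $\mathcal T_k$ are *letters of weight $k$*. If $w_1<\dots<w_m$ are the blocks meeting a finite $S\subset D_W$, the *word* of $S$ is the sequence of orbits of $S\cap w_1,\dots,S\cap w_m$. It has weight $|S|$ and depends only on the $G_A$-orbit of $S$. By Lemma 4.1(b), a finite subset of $D_W$ can be moved by $G_A$ so that its blocks exceed any given block. Hence

(4.1) every word occurs; and given a finite $S_1\subset D_W$ and a $G_A$-orbit $\Omega$ of nonempty finite subsets of $D_W$, some $S_2\in\Omega$ has all its blocks above those of $S_1$.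

The following lemma is where the threshold $2$ acts: there are only three types of charts, and the two infinite-information types are rigid.

**Lemma 4.3.** (a) $\sum_kg_k2^{-k}\le1$. (b) Exactly one of the following holds: (i) $G_A$ is transitive on $D_W$ and blocks are finite; (ii) blocks are singletons and $G_A$ has exactly two orbits on $D_W$; (iii) all blocks are infinite and $g_k=1$ for all $k$. (c) In types (ii) and (iii), two finite subsets of $D_W$ with the same word lie in the same $G_A$-orbit.

In Example 4.1 the types are (i) for $\mathfrak Q_s$, (iii) for $\mathfrak Q_\omega$, (ii) for the singletons of $\mathfrak Q^{(2)}$; Example 4.2 has type (ii). In type (ii) there are $2^n$ words of weight $n$. In type (iii) words are compositions of $n$, and there are $2^{n-1}$.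

*Proof.* (a) Sets with different words lie in different orbits, and $D_W\cap A=\emptyset$. If the sum exceeded $1$, Lemma 3.3 would contradict (3.1).

(b) If some block is infinite, all $g_k\ge1$, so all $g_k=1$ by (a). Then $g_1=1$ means that $G_A$ is transitive on $D_W$, so all blocks are infinite: type (iii). Otherwise blocks are finite, and $g_1\le2$ by (a). If $g_1=2$, then $g_k=0$ for $k\ge2$, which is type (ii). If $g_1=1$, we have type (i).

(c) In types (ii) and (iii), $\sum g_k2^{-k}=1$. We show that an ambiguous word would act as an additional letter. Suppose the sets with word $\tau$ lie in at least two orbits. Then the same holds for every word $\sigma$ having $\tau$ as a factor: build sets by (4.1) with the $\tau$-part in either orbit; elements of $G_A$ respect the order of blocks, so the orbit of the set determines the orbit of its $\tau$-part.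

Choose $\sigma$ *unbordered*, that is, such that no proper nonempty prefix of $\sigma$ is a suffix. In type (iii) letters are positive integers; take $\sigma=L\tau$ with $L$ larger than all letters of $\tau$. A border starts with $L$, but no proper suffix contains $L$. In type (ii), with letters $\mathsf a,\mathsf b$, take $\sigma=\mathsf a^m\mathsf b\tau\mathsf b$ with $m$ larger than the length of $\tau$. Then $\mathsf a^m$ occurs in $\sigma$ only at the beginning, because another occurrence would have to avoid the letter $\mathsf b$ at place $m+1$ and so lie in $\tau\mathsf b$, hence in $\tau$, which is too short. So a border has length less than $m$; as a prefix it is $\mathsf a^\ell$, as a suffix it ends in $\mathsf b$. This is impossible.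

Distinct occurrences of the unbordered word $\sigma$ in any word are disjoint. Let $\Omega_1\ne\Omega_2$ be orbits of sets with word $\sigma$. Add to the alphabet a new letter $\sigma^*$ whose weight is the weight $|\sigma|$ of $\sigma$. For a word $z$ over the larger alphabet let $\hat z$ arise by replacing $\sigma^*$ by $\sigma$. By (4.1) there is a set $S_z$ with word $\hat z$ whose parts at the occurrences of $\sigma$ coming from $\sigma^*$ lie in $\Omega_2$, and whose parts at all other occurrences of $\sigma$ lie in $\Omega_1$; this is consistent because occurrences are disjoint. The orbit of $S_z$ determines $\hat z$ and which occurrences came from $\sigma^*$, hence $z$. So $G_A$ has at least as many orbits on $n$-subsets of $D_W$ as there are words of weight $n$ over the larger alphabet. Its weight sum is $1+2^{-|\sigma|}>1$, so Lemma 3.3 contradicts (3.1). $\square$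

An element outside $D_W$ may still mark a place in the order. The next lemma says that it marks at most one.

**Lemma 4.4.** Let $W$ be a chart over $A$ and $b\in\mathfrak A$. Then $G_{A\cup\{b\}}$ fixes at most one point of $\overline W$; so it fixes exactly $[b]_W$ if $b\in D_W$.

*Proof.* A fixed point $c$ is determined by the $G_{A\cup\{b\}}$-invariant set $\{w\in W:w<c\}$, so there are finitely many. Suppose there are at least two for $b=b_0$. Then $b_0\notin A$ by Lemma 4.1(b). Let $O=G_Ab_0$, and for $b\in O$ let $l(b)<r(b)$ be the least and the greatest fixed point of $G_{A\cup\{b\}}$. The maps $l,r$ are $G_A$-equivariant, and the orbit $l(O)$ is dense in $\overline W$. So each $b\in O$ carries an interval $(l(b),r(b))$; we show that overlapping intervals give too many orbits.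

*Claim: there are $b,b'\in O$ with $l(b)<l(b')<r(b)\ne r(b')$.* Suppose not. For every $w\in W$ there is $b\in O$ with $l(b)<w<r(b)$, since the orbit of $w$ meets $(l(b_0),r(b_0))$. If $b,b'$ are two such elements, pick $b''\in O$ with $\max(l(b),l(b'))<l(b'')<w$; then $r(b)=r(b'')=r(b')$. So $R(w):=r(b)$ is well defined and equivariant, and $R(w)>w$. Let $w<w'$. If $w'<R(w)$, the same $b$ serves $w'$ and $R(w')=R(w)$. If $w'\ge R(w)$, then $R(w')>w'\ge R(w)$. So $R$ is nondecreasing, and $R(w)=R(w')$ is an invariant convex equivalence relation. It is neither equality (take $w<w'<R(w)$) nor universal (take $w'\ge R(w)$), contradicting (C).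

Call a finite $S\subset O$ *connected* if $l$ is injective on $S$ and, listing $S=\{b_1,\dots,b_m\}$ by increasing $l$, for each $i>1$ there is $j<i$ with $l(b_i)<r(b_j)$. Let $p_k$ be the number of $G_A$-orbits of connected $k$-sets. Given a sequence of orbits of connected sets, choose representatives $S_1,S_2,\dots$ with $\max r(S_i)<\min l(S_{i+1})$, which is possible because orbits on $\overline W$ are unbounded. The $S_i$ can be recovered from their union: $b$ starts a new piece iff $r(b')\le l(b)$ for all $b'$ in the union with $l(b')<l(b)$. So the number of $G_A$-orbits on $n$-subsets of $O$ is at least the number $c_n$ of Lemma 3.3, and $O\cap A=\emptyset$. Now $p_k\ge1$ for all $k$, by taking $l(b_1)<\dots<l(b_k)<r(b_1)$. Moreover $p_3\ge2$. To see this, take $b_1,b_2$ as in the Claim, $l(b_1)<l(b_2)<r(b_1)\ne r(b_2)$. Choose $b_3$ either with $l(b_2)<l(b_3)<\min(r(b_1),r(b_2))$, or with $l(b_3)$ strictly between the minimum and the maximum of $r(b_1),r(b_2)$. Both times $b_3$ is last in the list and the set is connected. The two sets are distinguished by the number of $j\in\{1,2\}$ with $l(b_3)<r(b_j)$. So $\sum p_k2^{-k}\ge1+\frac18$, and Lemma 3.3 contradicts (3.1).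 $\square$

**Definition.** A chart $W$ over $A$ is *complete* if whenever $b\in\mathfrak A$ and $G_{A\cup\{b\}}$ fixes $c\in\overline W$, then $b\in D_W$ and $c=[b]_W$. For a chart $W$ over $A$ and $c\in\overline W$ put $\hat c=\{b\in\mathfrak A:G_{A\cup\{b\}}\text{ fixes }c\}$, and let $\hat W=\{\hat c:\hat c\ne\emptyset\}$, ordered like the points $c$. This is the *completion* of $W$.

For example, in $\mathfrak Q^{(2)}$ let $W$ be the chart of singletons of the first color. The stabilizer of a rational $b$ of the second color fixes the cut of $W$ at $b$, so $W$ is not complete. Its completion is the chart of all singletons, since the stabilizer of a rational $b$ fixes no cut other than that at $b$.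

**Lemma 4.5.** $\hat W$ is a complete chart over $A$, $w\subseteq\hat w$ for $w\in W$, and $\overline{\hat W}=\overline W$. If $D_{\hat W}=D_W$, then $\hat W=W$.

*Proof.* By Lemma 4.4 the sets $\hat c$ are disjoint. Clearly $w\subseteq\hat w$, and $g\hat c=\widehat{gc}$ for $g\in G_A$. Via $w\mapsto\hat w$ we have $W\subseteq\hat W\subseteq\overline W$ as orders, so $\overline{\hat W}=\overline W$. An invariant convex equivalence relation on $\hat W$ restricts to equality or everything on $W$. In the second case it is universal, because $W$ is unbounded in $\overline W$ on both sides. In the first case it is equality, because two distinct equivalent elements of $\hat W$ would have two elements of $W$ between them. So (C) holds and $\hat W$ is a chart. It is complete: if $G_{A\cup\{b\}}$ fixes $c\in\overline W$, then $b\in\hat c\in\hat W$. Finally let $D_{\hat W}=D_W$. Every $\hat c\in\hat W$ meets some $w\in W$, and $w\subseteq\hat w$, so $\hat c=\hat w$. And $\hat w$ is disjoint from every other $w'\in W$, as $w'\subseteq\hat w'$. So $\hat w=w$. $\square$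

## 5. Good charts and additional parameters

**Definition.** $\mathfrak A$ is of *kind III* if there is a complete chart of type (iii) over some finite set; of *kind II* if it is not of kind III but there is a complete chart of type (ii); of *kind I* if there are charts and all complete charts are of type (i); of *kind 0* if there are no charts. In kind III (II, I) a chart is *good* if it is complete and of type (iii) ((ii), (i)).

Since every chart has a completion, these cases are exhaustive. In kinds I and II no chart has an infinite block, because its completion would have type (iii). If $g\in G$ and $W$ is good over $A$, then $gW$ is good over $gA$.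

We want good charts to remain good when parameters are added and the order is cut accordingly.

**Lemma 5.1.** Let $B$ be finite, $I$ a nonempty $G_B$-invariant set of pairwise disjoint nonempty subsets of $\mathfrak A$, and $<$ a $G_B$-invariant dense linear order without endpoints on $I$, and suppose that $G_B$ fixes no point of $\overline I$. Then $(I,<)$ is a chart over $B$, or there is a chart over $B$ each of whose blocks is a union of infinitely many members of $I$.

*Proof.* $I$ is infinite. Suppose (C) fails for $\equiv$, and let $Q\ne\emptyset$ be the set of non-singleton classes. By density they are infinite. If $Q$ is finite, $G_B$ fixes each $K\in Q$, since it preserves the order of $Q$. As $K\ne I$ is convex, $K$ is bounded above or below, so $\sup K$ or $\inf K$ exists in $\overline I$ and is fixed, a contradiction. So $Q$ is infinite. Apply Lemma 4.2 to the map $\bigcup_{K\in Q}\bigcup K\to Q$ sending the elements of members of $K$ to $K$. $\square$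

**Definition.** For a good chart $W$ over $A$ and a finite $B\supseteq A$ put $W_B=\{[b]_W:b\in B\cap D_W\}$. The *$B$-components* of $W$ are the finitely many maximal convex subsets of $W\setminus W_B$. For such $I$ put $D_I=\bigcup I$. The group $G_B$ fixes the elements of $W_B$ and preserves each $B$-component.

**Lemma 5.2.** Let $W$ be a good chart over $A$ and $B\supseteq A$ finite. (a) The points of $\overline W$ fixed by $G_B$ are exactly the elements of $W_B$. (b) Every $B$-component of $W$ is a good chart over $B$.

*Proof.* *Reduction to one new element.* For $B=A$ this is Lemma 4.1. Since $\overline W\setminus W_B$ is the union of the sets $\overline I$ over the $B$-components $I$, we may add elements one at a time, applying the one-element case to each component. So let $B=A\cup\{b\}$.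

*Part (a)* is completeness, together with the fact that $[b]_W$ is fixed if $b\in D_W$.

*Part (b): $I$ is a chart.* Let $I$ be a $B$-component. It is dense without endpoints, and $G_B$ fixes no point of $\overline I$ by (a), so Lemma 5.1 applies. Its second alternative gives a chart with infinite blocks, which is impossible in kinds I and II. In kind III it would give a chart $W^*$ over $B$ of type (iii), so with $g_2=1$. A block of $W^*$ contains two different infinite blocks $w_1,w_2\in W$. But a 2-subset of $w_1$ and a 2-set meeting both $w_1$ and $w_2$ cannot lie in one $G_B$-orbit, as $G_B\le G_A$ permutes $W$. So $I$ is a chart over $B$.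

*Part (b): $I$ is good.* Let $\hat I$ be its completion over $B$. In kind III it has infinite blocks, so it is of type (iii); in kind I it is of type (i). In both cases $G_B$ is transitive on $D_{\hat I}$, so $D_{\hat I}=D_I$. In kind II both $G_A$-orbits on $W$ are dense, so $D_I$ meets both and contains at least two $G_B$-orbits, while $D_{\hat I}$ has at most two. So again $D_{\hat I}=D_I$, and $\hat I$ has type (ii). By Lemma 4.5, $I=\hat I$ is good. $\square$

(5.1) *Let $I$ be a $B$-component of a good chart $W$ over $A\subseteq B$. In kinds I and III, $G_B$ is transitive on $D_I$ and on 2-subsets of $I$. In kind II, $G_B$ has exactly two orbits on $I$; they are dense in $I$, they are the traces of the two $G_A$-orbits on $W$, and $G_B$ is transitive on the 2-subsets of each.*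

Only the transitivity on 2-subsets needs an argument. In kinds II and III use Lemma 4.3(c) for the chart $I$ over $B$; in kind III pick one point in each of two blocks, which gives the word $(1,1)$. In kind I let $v<u$ and $v_1<u_1$ in $I$. Take $g\in G_B$ with $gv=v_1$, and let $x\in v_1$. The set $\{z\in I:z>v_1\}$ is a $(B\cup\{x\})$-component of $W$ containing $gu$ and $u_1$. So some $g'\in G_{B\cup\{x\}}$ maps $gu$ to $u_1$, and $g'$ fixes $v_1$ because $x\in v_1$.

## 6. Two good charts agree where they overlap

Now we compare charts over different parameter sets. First, a piece of one chart which touches the other chart is also a piece of the other.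

**Lemma 6.1.** Let $(W,<),(W',<')$ be good charts over $A,A'$, let $B=A\cup A'$, and let $I$ be a $B$-component of $W$ with $D_I\cap D_{W'}\ne\emptyset$. Then $I$ is also a $B$-component of $W'$, and $<,<'$ agree or are opposite on $I$. In kind II the traces on $I$ of the two $G_A$-orbits on $W$ and of the two $G_{A'}$-orbits on $W'$ give the same partition of $I$.

*Proof.* **Step 1, kinds I and III: locating $D_I$ in $W'$.** $D_I$ is a single $G_B$-orbit, so $D_I\subseteq D_{W'}$, and the blocks of $W'$ meeting $D_I$ form one $G_B$-orbit. Hence either (1) $D_I\subseteq w_0'$ for some $w_0'\in W'_B$, or (2) $D_I\subseteq D_{I'}$ for a $B$-component $I'$ of $W'$.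

**Step 2: excluding (1).** In kind I blocks are finite and $D_I$ is infinite. In kind III put $T=A\cap D_{W'}$ and $A''=A'\cup(A\setminus D_{W'})$, so $B=A''\cup T$. As $A''\cap D_{W'}=\emptyset$, $W'$ is a good chart over $A''$ by Lemma 5.2. Let $S\subset D_I$ be a $k$-set; $S\cap T=\emptyset$ since $A\cap D_W=\emptyset$. In $W'$ the letters are block sizes, and $S\subseteq w_0'$. So all sets $S\cup T$ have the same word with respect to $W'$. By Lemma 4.3(c) there is $g_S\in G_{A''}$ mapping $S\cup T$ to one fixed set $R$. If $g_S,g_{S'}$ agree on $T$, then $g_{S'}^{-1}g_S\in G_B$ maps $S$ to $S'$. So $G_B$ has at most $(k+|T|)^{|T|}$ orbits on $k$-subsets of $D_I$. But $I$ is a chart of type (iii) over $B$, so there are at least $2^{k-1}$. For large $k$ this is a contradiction.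

**Step 3: in case (2), $I=I'$.** $D_{I'}$ is also a single $G_B$-orbit, so $D_I=D_{I'}$. *Kind I:* for $w\in I$ the setwise stabilizer of $w$ in $G_B$ is transitive on $w$. It preserves the finite set of blocks of $I'$ meeting $w$ and the order $<'$, so it fixes each of these blocks. Hence $w$ is contained in one block of $I'$. By symmetry $I=I'$. *Kind III:* by Lemma 4.3(c), $G_B$ has exactly two orbits on 2-subsets of $D_I$, namely those inside a block of $I$ and the others. The same holds for $I'$. If $I\ne I'$, the 2-sets inside blocks of $I'$ would be exactly those not inside a block of $I$. Take $x\ne y$ in $w_1\in I$ and $z\in w_2\in I$ with $w_1\ne w_2$. Then $x,z$ lie in one block of $I'$, and so do $y,z$, hence also $x,y$: a contradiction. In both kinds $G_B$ is transitive on 2-subsets of $I$ and preserves both orders, so $<,<'$ agree or are opposite.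

**Step 4, kind II.** Blocks are singletons; identify them with elements. Let $I_1,I_2$ be the $G_B$-orbits on $I$, with $I_1\subseteq W'$, say. No element of $I$ lies in $B$, because such elements are in $W_B$. So $I_1$ avoids $W'_B$ and, being one $G_B$-orbit, lies in one $B$-component $I'$ of $W'$. Let $I_1$ and $I_2'$ be the two $G_B$-orbits on $I'$. By (5.1), $<,<'$ agree or are opposite on $I_1$. Reversing $<'$ if necessary, let them agree there.

Let $b\in I_2'$. The group $G_{B\cup\{b\}}$ preserves $\{x\in I_1:x<'b\}$, a nonempty proper initial segment of $I_1$, and $I_1$ is dense in $I$. So it fixes $c=\sup\{x\in I_1:x<'b\}\in\overline I$. As $I$ is complete over $B$, we get $b\in I$ and $b=c$. Hence $I_2'\subseteq I$, so $I_2'=I_2$ and $I=I'$. For $x\in I_1$ and $b\in I_2$ we have $x<'b\Leftrightarrow x<b$. Indeed, $x<'b$ gives $x\le c=b$, so $x<b$; and $x<b=c$ gives $y\in I_1$ with $x<y$ and $y<'b$, so $x<'y<'b$. Two elements of $I_2$ are separated by an element of $I_1$. So the orders agree on $I$. The claim on traces follows from (5.1), since both traces are the $G_B$-orbits on $I$. $\square$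

Lemma 6.1 says nothing about a block of $W$ containing a parameter from $A'$. The next lemma shows that such a block never meets a block of $W'$.

**Lemma 6.2.** Let $W,W'$ be good charts over $A,A'$, $w\in W$, $w'\in W'$, $w\cap w'\ne\emptyset$. Then $w=w'$, and $w\cap A'=\emptyset=w'\cap A$.

*Proof.* If $w=w'$, then $w\cap A'\subseteq D_{W'}\cap A'=\emptyset$, and similarly $w'\cap A=\emptyset$. In kind II blocks are singletons, so $w=w'$. Let the kind be I or III. For all pairs of good charts we have:

(∗) *if $w\cap A'=\emptyset$ or $w'\cap A=\emptyset$, then $w=w'$.* Indeed, if $w\cap A'=\emptyset$, then $w$ lies in an $(A\cup A')$-component $I$ of $W$, and $D_I\cap D_{W'}\ne\emptyset$. By Lemma 6.1, $w\in I\subseteq W'$, so $w=w'$. The other case is symmetric.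

Suppose $w\ne w'$. By (∗) there is $a\in A\cap w'$, and $w\cap A'\ne\emptyset$. Put $F=W_{A\cup A'}=\{[b]_W:b\in A'\cap D_W\}$, so $w\in F$. We move the picture by an automorphism that fixes $a$ but pushes $F$ away.

(1) *If $v\in W$ and $v\cap w'\ne\emptyset$, then $v\in F$.* Otherwise $v\cap A'=\emptyset$, so $v=w'$ by (∗). Then $v\cap w\ne\emptyset$, so $v=w$ and $w=w'$, a contradiction.

Put $A_1=A\cup(A'\setminus D_W)$. As $A_1\cap D_W=\emptyset$, $W$ is a good chart over $A_1$, so by Lemma 4.1(b) there is $h\in G_{A_1}$ with $h(\min F)>\max F$; hence $hF\cap F=\emptyset$. Now $hW'$ is a good chart over $hA'$ with block $hw'$, and $a=ha\in w'\cap hw'$.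

(2) *$hA'\cap w'=\emptyset$.* Let $b\in A'$. If $b\notin D_W$, then $hb=b\in A'$ is not in $w'\subseteq D_{W'}$. If $b\in D_W$, then $[hb]_W=h[b]_W\in hF$; if $hb\in w'$, then (1) gives $[hb]_W\in F$, a contradiction.

By (2) and (∗) for the charts $W'$ over $A'$ and $hW'$ over $hA'$, we get $w'=hw'$. Then $hw\cap w'=h(w\cap w')\ne\emptyset$, so $hw\in F$ by (1). But $hw\in hF$, a contradiction. $\square$

**Notation.** Let $\mathcal G$ be the countable set of all $\alpha=(A_\alpha,W_\alpha,<_\alpha)$ with $(W_\alpha,<_\alpha)$ a good chart over $A_\alpha$; the group $G$ acts on $\mathcal G$. Put $\mathcal N=\bigcup_\alpha W_\alpha$ and $U=\bigcup\mathcal N\subseteq\mathfrak A$. By Lemma 6.2, $\mathcal N$ is a $G$-invariant set of pairwise disjoint sets.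

Let $\alpha,\beta\in\mathcal G$ and $B=A_\alpha\cup A_\beta$. By Lemma 6.2 an element of $W_\alpha\cap W_\beta$ meets neither $A_\alpha$ nor $A_\beta$, so it lies in a $B$-component of $W_\alpha$, which by Lemma 6.1 is a $B$-component of $W_\beta$. Hence:

(6.1) $W_\alpha\cap W_\beta$ is a finite union of *common components*: sets $I$ which are $B$-components of both $W_\alpha$ and $W_\beta$, on which $<_\alpha,<_\beta$ agree or are opposite. If $I$ is bounded in some direction in $W_\alpha$, its end in that direction is a block of $W_\alpha$ meeting $A_\beta$ (it meets $B$, but not $A_\alpha$); likewise with $\alpha,\beta$ exchanged.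

We can speak of the two *ends* of $I$ independently of the chart. We intend to glue the $\overline W_\alpha$ along common components. The danger is that two lines run together along $I$ and then part, as in the line with two origins. This cannot happen:

**Lemma 6.3 (no branching).** Let $I$ be a common component of $W_\alpha,W_\beta$. At each of the two ends of $I$, $I$ is unbounded in $W_\alpha$ or unbounded in $W_\beta$.

*Proof.* The reversed charts are also in $\mathcal G$, with the same common components. So we may assume that $<_\alpha,<_\beta$ agree on $I$ and consider the upper end. Suppose $q=\sup I\in W_\alpha$ (in $W_\alpha$) and $q'=\sup I\in W_\beta$ (in $W_\beta$) exist. The idea is that $q'$ is pinned by a parameter of $\alpha$, while $q$ can be moved far by $G_{A_\alpha}$.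

**Step 1: comparing $\beta$ with its translates.** By (6.1), $q'$ meets $A_\alpha$. Let $h\in G_{A_\alpha}$ and $h\beta=(hA_\beta,hW_\beta,<_{h\beta})$. Then $hq'$ and $q'$ are members of $\mathcal N$ sharing an element of $A_\alpha$, so $hq'=q'$. So $q'\in W_\beta\cap W_{h\beta}$ lies in a common component $J_h$ of $W_\beta,W_{h\beta}$. Let $L_h=\{z\in J_h:z<_{h\beta}q'\}$. As $hI$ is an open interval of $W_{h\beta}$ with supremum $hq'=q'$ for $<_{h\beta}$, the set $hI\cap L_h$ is a nonempty final segment of both $hI$ and $L_h$ for $<_{h\beta}$. Since $<_\beta,<_{h\beta}$ agree or are opposite on $J_h$, $L_h$ is the part of $J_h$ below $q'$ (sign $+$) or above $q'$ (sign $-$) for $<_\beta$.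

**Step 2: equal signs give equal $hq$.** Let $h,k\in G_{A_\alpha}$ have the same sign. Then $hI\cap L_h$ and $kI\cap L_k$ are intervals of $W_\beta$ adjacent to $q'$ on the same side. So their intersection $X$ is again such an interval. It is nonempty, and it is a final segment of $hI$ for $<_{h\beta}$ and of $kI$ for $<_{k\beta}$. On $hI$ the order $<_{h\beta}$ agrees with $<_\alpha$: apply $h$, which preserves $W_\alpha$ and $<_\alpha$, to the agreement of $<_\beta$ and $<_\alpha$ on $I$. Likewise on $kI$. So $hI,kI$ are intervals of $W_\alpha$ with the common final segment $X$ for $<_\alpha$, and $hq=\sup hI=\sup kI=kq$.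

Hence the $G_{A_\alpha}$-orbit of $q$ has at most two elements, contradicting Lemma 4.1(b). $\square$

## 7. Gluing the completions to a 1-manifold

Assume the kind is I, II or III. Glue the spaces $\overline W_\alpha\cong\mathbb R$ ($\alpha\in\mathcal G$) as follows. For every common component $I$ of $W_\alpha,W_\beta$ identify the open intervals of $\overline W_\alpha$ and of $\overline W_\beta$ spanned by $I$ (both are copies of $\overline I$) via the unique homeomorphism extending $\mathrm{id}_I$.

**Step 1: this is an equivalence relation.** Reflexivity and symmetry are clear; the only common component of $W_\alpha,W_\alpha$ is $W_\alpha$. For transitivity let $c\in\overline W_\alpha$ and $c'\in\overline W_\beta$ be identified via $I$, and let $c'$ and $c''\in\overline W_\gamma$ be identified via $J$. Then $I\cap J$ is an open interval of $W_\beta$ whose span contains $c'$. It is convex in $I$, hence convex in $W_\alpha$, and it is contained in $W_\alpha\cap W_\gamma$. So by Lemma 6.2 its elements meet neither $A_\alpha$ nor $A_\gamma$. Hence it lies inside one $(A_\alpha\cup A_\gamma)$-component $K$ of $W_\alpha$, which is a common component of $W_\alpha,W_\gamma$ by Lemma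 6.1. The points $c,c',c''$ determine the same cut of $I\cap J$, so $c,c''$ are identified via $K$.

**Step 2: charts of the glued space.** Distinct points of one $\overline W_\alpha$ are not identified, and the gluing is along open sets by homeomorphisms. So we get a space $\mathcal M$ which is a countable union of open subsets $\overline W_\alpha\cong\mathbb R$. If $w\in W_\alpha$ lies in the span of a common component $I$ of $W_\alpha,W_\beta$, then $w\in I$ by convexity, and it is identified with $w\in W_\beta$. So $\mathcal N$ is a subset of $\mathcal M$ with $\mathcal N\cap\overline W_\alpha=W_\alpha$, and it is dense. $G$ acts on $\mathcal M$ by homeomorphisms, via $\overline W_\alpha\to\overline W_{g\alpha}$, extending its action on $\mathcal N$.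

**Step 3: $\mathcal M$ is Hausdorff.** Let $m\ne m'$ have no disjoint neighborhoods, $m\in\overline W_\alpha$, $m'\in\overline W_\beta$. Since each $\overline W$ is open and Hausdorff, $m\notin\overline W_\beta$ and $m'\notin\overline W_\alpha$, and some sequence in $\overline W_\alpha\cap\overline W_\beta$ converges to $m$ in $\overline W_\alpha$ and to $m'$ in $\overline W_\beta$. As $\overline W_\alpha\cap\overline W_\beta$ is the union of finitely many intervals spanned by common components, we may take the sequence in the span of one common component $I$. Now $m$ is in the closure of this interval in $\overline W_\alpha$ but not in it, so $m$ is an end point of $I$ in $W_\alpha$. Similarly $m'$ is an end point of $I$ in $W_\beta$. The gluing homeomorphism on the span of $I$ is monotone, so both belong to the same end of $I$. This contradicts Lemma 6.3.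

So $\mathcal M$ is a second countable Hausdorff 1-manifold. By the classification of 1-manifolds, every connected component $M$ of $\mathcal M$ is homeomorphic to $\mathbb R$ or $S^1$.

**Notation.** Put $\mathcal C_M=\mathcal N\cap M$ (dense in $M$) and $U_M=\bigcup\mathcal C_M$. The sets $U_M$ are pairwise disjoint with union $U$. If $S,S'\subseteq U_M$ are nonempty and $gS=S'$ with $g\in G$, then $g$ maps a point of $\mathcal C_M$ to a point of $\mathcal C_M$; so $gM=M$, and $g$ acts on $M$ by a homeomorphism.

In Example 4.2 the arc from $a$ to $b$ is taken modulo $-1$. As $a,b$ vary, these arcs cover the circle modulo $-1$, and the circle itself reappears below as a double covering.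

## 8. Necklaces on the manifold: lower bounds in kinds III and II

**Proposition 8.1.** If $\mathfrak A$ is of kind III, then $u_n(\mathfrak A)\ge\frac{2^n-1}{2n}$ for all $n$.

*Proof.* Fix $\alpha\in\mathcal G$ and let $\overline W_\alpha\subseteq M$. Every composition of $n$ is the word of some $S\subset D_{W_\alpha}$. If $gS=S'$ for such sets, $g$ maps the blocks meeting $S$ to those meeting $S'$, preserves the numbers of points in them, and preserves or reverses the cyclic order (if $M\cong S^1$) or the linear order (if $M\cong\mathbb R$) of $M$. So the two compositions agree up to rotation and reversal. A composition with $m$ parts has at most $2m$ such images. Hence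
$$u_n(\mathfrak A)\ge\sum_{m=1}^n\frac1{2m}\binom{n-1}{m-1}=\frac1{2n}\sum_{m=1}^n\binom nm=\frac{2^n-1}{2n}.\qquad\square$$

**The double covering in kind II.** Blocks are singletons, so identify $\mathcal N=U$. The two colors of a chart need not be globally consistent, and a covering records how they change. For each $\alpha$ label the two $G_{A_\alpha}$-orbits on $W_\alpha$ as $W^1_\alpha,W^2_\alpha$. By Lemma 6.1, for each common component $I$ of $W_\alpha,W_\beta$ there is a permutation $\pi_I$ of $\{1,2\}$ with $W^i_\alpha\cap I=W^{\pi_I(i)}_\beta\cap I$ for $i=1,2$. Glue the spaces $\overline W_\alpha\times\{1,2\}$ by identifying $(c,i)$ with $(c',\pi_I(i))$ whenever $c,c'$ are identified via $I$.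

This is transitive. With $I,J,K$ as in Step 1 of Section 7, the nonempty open interval $I\cap J$ meets each $W^i_\alpha$ by density, and there $W^i_\alpha\cap I\cap J=W^{\pi_I(i)}_\beta\cap I\cap J=W^{\pi_J\pi_I(i)}_\gamma\cap I\cap J$; so $\pi_K=\pi_J\pi_I$. We obtain a two-sheeted covering $\kappa:\tilde{\mathcal M}\to\mathcal M$, trivial over each $\overline W_\alpha$, with a deck involution $\tau$ exchanging the two points of each fiber. Setting $s(x)=(x,i)$ for $x\in W^i_\alpha$ gives a well-defined $s:\mathcal N\to\tilde{\mathcal M}$ with $\kappa s=\mathrm{id}$. The set $s(\mathcal N)$ is dense in $\tilde{\mathcal M}$, since $W^i_\alpha$ is dense in $\overline W_\alpha$. For $g\in G$ the sets $gW^1_\alpha,gW^2_\alpha$ are the two $G_{gA_\alpha}$-orbits on $W_{g\alpha}$. Mapping $(c,i)$ to $(gc,i')$, where $gW^i_\alpha=W^{i'}_{g\alpha}$, respects the gluing. So $G$ acts on $\tilde{\mathcal M}$ by homeomorphisms commuting with $\tau$ and covering its action on $\mathcal M$, and $s$ is $G$-equivariant.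

**Proposition 8.2.** If $\mathfrak A$ is of kind II, then $u_n(\mathfrak A)\ge a_n$ for all $n$; more precisely, for every component $M$, $G$ has at least $a_n$ orbits on $n$-sets contained in translates of $\mathcal C_M$.

*Proof.* Let $\tilde M=\kappa^{-1}(M)$ and fix $\alpha$ with $\overline W_\alpha\subseteq M$. If $gS=S'$ for nonempty $S,S'\subset\mathcal C_M$, then $gM=M$ and $g$ acts on $\tilde M$, mapping $s(S)$ to $s(S')$.

**Case 1: $M\cong S^1$ and $\tilde M$ is connected.** Then $\tilde M\cong S^1$. The involution $\tau$ has no fixed point, so it preserves orientation. For an $n$-set $S\subset\mathcal C_M$ list $\kappa^{-1}(S)$ cyclically as $z_0,\dots,z_{2n-1}$. On this list $\tau$ acts as a rotation of order $2$, so $\tau z_i=z_{i+n}$. Let $f_S(i)=1$ iff $z_i\in s(S)$. Since $s(S)$ contains exactly one point of each fiber, $f_S\in\mathcal X_n$; it is well defined up to $D_{2n}$. If $gS=S'$, then $f_S,f_{S'}$ are $D_{2n}$-equivalent. All $2^n$ functions occur: take $x_1<_\alpha\dots<_\alpha x_n$ in $W_\alpha$ with prescribed membership in the dense sets $W^1_\alpha,W^2_\alpha$. The preimage of $\overline W_\alpha$ consists of the two disjoint arcs $\overline W_\alpha\times\{1\}$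 and $\overline W_\alpha\times\{2\}$, exchanged by the orientation preserving $\tau$. So a cyclic list is $(x_1,1),\dots,(x_n,1),(x_1,2),\dots,(x_n,2)$. By Lemma 2.1(a) there are at least $a_n$ orbits.

**Case 2: $M\cong S^1$ and $\tilde M$ is disconnected.** Then $\tilde M=M^1\sqcup M^2$ with both parts mapped homeomorphically to $M$. Listing $S$ cyclically, membership of $s(x)$ in $M^1$ gives a word in $\{0,1\}^{\mathbb Z_n}$, determined by the $G$-orbit up to $D_n\times\mathbb Z_2$. All words occur, again by taking points of $W_\alpha$. So there are at least $b_n\ge a_n$ orbits.

**Case 3: $M\cong\mathbb R$.** The covering is trivial, and words are determined up to reversal and exchange. This is a group of order $4$, and both operations are in $D_n\times\mathbb Z_2$. So there are at least $2^n/4$ orbits, and at least $b_n\ge a_n$. $\square$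

## 9. Kind I: the group of one component

In Sections 9 and 10, $\mathfrak A$ is of kind I: all complete charts are good, no chart has infinite blocks, and $G_A$ is transitive on $D_W$ for each good chart $W$ over $A$. The goal is an admissible action of $\Gamma$ on $\mathfrak A$. In this section we let $\Gamma$ act on each $U_M$.

**Definition.** An *arc* of $M$ is a component $J$ of $M\setminus\{p,q\}$ for distinct $p,q\in\mathcal C_M$. Let $W_J=\mathcal N\cap J$ with one of its two natural orders, and $D_J=\bigcup W_J$.

**Lemma 9.1.** Let $J$ be a component of $M\setminus\{p,q\}$. Put $B=p\cup q$ if $M\cong\mathbb R$; if $M\cong S^1$, choose $r\in\mathcal C_M\setminus(J\cup\{p,q\})$ and put $B=p\cup q\cup r$. Then $G_B$ preserves $J$ and its orientation, and $W_J$ is a good chart over $B$.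

*Proof.* Blocks are finite, so $B$ is finite. $G_B$ fixes the points $p,q$ (and $r$) of $M$. If $M\cong\mathbb R$, a homeomorphism fixing two points is increasing, so it preserves $J$ and its orientation. If $M\cong S^1$, $G_B$ preserves the component of $M\setminus\{p,q\}$ containing $r$, hence $J$, and it fixes both ends of $J$, hence preserves the orientation of $J$.

Since $W_J$ is dense in $J$, $\overline{W_J}=J$. Suppose $G_B$ fixes $c\in J$. Choose $\beta\in\mathcal G$ with $c\in\overline W_\beta$. Then $G_{B\cup A_\beta}$ fixes $c$, so by Lemma 5.2(a) $c\in W_\beta$ and $c$ meets $B\cup A_\beta$; as $A_\beta\cap D_{W_\beta}=\emptyset$, $c$ meets $B$. Members of $\mathcal N$ are disjoint, so $c\in\{p,q,r\}$, contradicting $c\in J$. Hence Lemma 5.1 applies, and as there are no charts with infinite blocks, $W_J$ is a chart over $B$. Its completion is of type (i), so $G_B$ is transitive on the domain of the completion, which therefore equals $D_J$. By Lemma 4.5, $W_J$ is complete, hence good. $\square$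

The next lemma produces automorphisms that move one chart and fix everything outside it, including a copy of $\operatorname{Aut}(W;<)$.

**Lemma 9.2.** Let $W$ be a good chart over $A$ with blocks of size $s$, and let $N_W\le G$ be the pointwise stabilizer of $\mathfrak A\setminus D_W$. (a) For all $m$, $N_W$ is transitive on $D_W$ and on $m$-subsets of $W$, and has finitely many orbits on $D_W^m$. (b) There are bijections $\ell_w:\{1,\dots,s\}\to w$ ($w\in W$) such that for every $\sigma\in\operatorname{Aut}(W;<)$ the permutation $\lambda_W(\sigma)$ mapping $\ell_w(j)$ to $\ell_{\sigma w}(j)$ and fixing $\mathfrak A\setminus D_W$ pointwise belongs to $N_W$.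

*Proof.* (a) For tuples in $D_W$ write $\bar x\equiv\bar x'$ if for every finite $B$ with $A\subseteq B\subseteq\mathfrak A\setminus D_W$ some $g\in G_B$ maps $\bar x$ to $\bar x'$. This is an equivalence relation.

**Step 1, extension: if $\bar x\equiv\bar x'$ and $u\in D_W$, there is $u'$ with $\bar xu\equiv\bar x'u'$.** Let $Q_B=\{gu:g\in G_B,\ g\bar x=\bar x'\}$. It is nonempty, decreasing in $B$, and a $G_{B\cup\bar x'}$-orbit; any $u'\in\bigcap_BQ_B$ works. If $[u]_W=[x_i]_W$ for some $i$, then $Q_B\subseteq[x_i']_W$ is finite, and a directed family of nonempty finite sets has nonempty intersection. Otherwise $Q_B\subseteq D_{I'}$, where $I'$ is the component of $W\setminus\{[x_j']_W\}_j$ corresponding to the position of $[u]_W$. Since $B\cap D_W=\emptyset$, $I'$ is a $(B\cup\bar x')$-component of $W$, so $Q_B=D_{I'}$ by (5.1), for all $B$. In this second case *every* $u'\in D_{I'}$ works.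

**Step 2:**

(9.1) $\bar x\equiv\bar x'$ iff some $f\in N_W$ maps $\bar x$ to $\bar x'$.

If $\bar x\equiv\bar x'$, back-and-forth gives a permutation $f$ of $D_W$ with $f\bar x=\bar x'$ and $\bar y\equiv f\bar y$ for all finite tuples $\bar y$ of $D_W$. Extended by the identity it is in $G$ by (1.1): put the part of a given tuple outside $D_W$ into $B$. The converse is clear, since $N_W\le G_B$ for all $B$ in question.

**Step 3: the three claims.** $W$ is good over every $B$ as above (Lemma 5.2), so all elements of $D_W$ are $\equiv$-equivalent. Given two $m$-subsets of $W$, choose one element in each block and match them in increasing order, using the second case of Step 1 each time. This gives transitivity on $m$-subsets of $W$. Finally, over a fixed $m$-tuple the one-element extensions fall into at most $(m+1)+ms$ classes: at most $m+1$ components, each one class, and at most $ms$ elements in the blocks of the tuple. By induction there are finitely many orbits on $D_W^m$.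

(b) Given $\ell=(\ell_w)$, color an increasing tuple $(w_1,\dots,w_m)$ of blocks by the $N_W$-orbit of $(\ell_{w_i}(j))_{i,j}$. For each $m$ there are finitely many colors. We look for $\ell$ such that for every $m$ all increasing $m$-tuples have the same color. The space $\prod_w\operatorname{Bij}(\{1,\dots,s\},w)$ is compact, and the requirement for tuples from a finite $Y\subset W$ and $m\le m_0$ defines a closed set. These sets form a directed family, so it suffices to show that each is nonempty. For any $\ell^0$, Ramsey's theorem gives $Y_0\subset W$ with $|Y_0|=|Y|$ which is homogeneous for $\ell^0$ for all $m\le m_0$. By (a) take $g\in N_W$ with $gY_0=Y$; since $N_W\le G_A$, $g$ preserves the order. Put $\ell_{gw}=g\ell^0_w$ for $w\in Y_0$ and choose the other bijections arbitrarily. Colors are $N_W$-invariant, so $Y$ is homogeneous for $\ell$.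

Given $\ell$ as desired, every $\lambda_W(\sigma)$ agrees on every finite tuple with an element of $N_W$. By (1.1), $\lambda_W(\sigma)\in G$, and it fixes $\mathfrak A\setminus D_W$ pointwise, so it lies in $N_W$. $\square$

Clearly $\lambda_W$ is a homomorphism.

**Lemma 9.3.** For a component $M$ let $N_M\le G$ be the pointwise stabilizer of $\mathfrak A\setminus U_M$, and $L_M\le\operatorname{Sym}(U_M)$ the group induced by the setwise stabilizer of $U_M$ in $G$; regard $N_M\trianglelefteq L_M$. (a) $N_M$ has finitely many orbits on $U_M^m$ for all $m$; moreover there is an arc $J_0$ such that every finite subset of $U_M$ is moved into $D_{J_0}$ by some element of $N_M$. (b) There is a homomorphism $\mu_M:\Gamma\to N_M$ making $U_M$ an admissible $\Gamma$-set. (c) $|L_M:N_M|<\infty$.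

*Proof.* For every arc $J$ of $M$ we have $N_{W_J}\le N_M$.

(a) Let $J_0$ be an arc, bounded if $M\cong\mathbb R$. Let $S\subset U_M$ be finite. There is an arc $J'$ containing all blocks meeting $S$ with $J'\cap J_0\ne\emptyset$. If $M\cong\mathbb R$, take a large bounded interval with ends in $\mathcal C_M$. If $M\cong S^1$, take the complement of a short closed arc inside $J_0$ with ends in $\mathcal C_M$ that avoids the blocks meeting $S$. The open set $J'\cap J_0$ contains infinitely many points of $\mathcal N$, so by Lemma 9.2(a) for $W_{J'}$ the blocks meeting $S$ can be moved into it. Finiteness of the number of orbits follows from Lemma 9.2(a) for $W_{J_0}$.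

(b) Fix $p\ne q$ in $\mathcal C_M$. Let $J_1,\dots,J_k$ ($k\in\{2,3\}$) be the components of $M\setminus\{p,q\}$, $\theta_i:\mathbb Q\to W_{J_i}$ order isomorphisms, and $\mu_M(\sigma)=\prod_i\lambda_{W_{J_i}}(\theta_i\sigma\theta_i^{-1})$. The factors have disjoint supports, so they commute and $\mu_M$ is a homomorphism. The stabilizer of $x\in w\in W_{J_i}$ is the stabilizer of $\theta_i^{-1}(w)\in\mathbb Q$. Points of $p\cup q$ are fixed. There are finitely many orbits, one for each $i$ and each label $j$, besides the points of $p\cup q$.

(c) **Step 1: reduction to block-fixing maps.** Choose two ($M\cong\mathbb R$) or three ($M\cong S^1$) points of $\mathcal C_M$. Let $B$ be their union, and $J_1,J_2,J_3$ the components of the complement of these points. By Lemma 9.1 the $W_i:=W_{J_i}$ are good charts over $B$, and $G_B$ preserves each $J_i$ with its orientation. Let $\lambda_i=\lambda_{W_i}$ and $\ell^i_w$ be as in Lemma 9.2(b), and let $s_i$ be the block size. By (a) the $L_M$-orbit of an enumeration of $B$ consists of finitely many $N_M$-orbits. So, $(L_M)_B$ being the pointwise stabilizer, $|L_M:N_M(L_M)_B|<\infty$. Let $f\in(L_M)_B$ be induced by $g\in G_B$, and let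 $\sigma_i$ be the automorphism of $W_i$ induced by $g$. Multiplying $f$ by $\prod_i\lambda_i(\sigma_i)^{-1}\in N_M$ we may assume that $f$ fixes every block in $\mathcal C_M$ setwise; it still fixes $B$ pointwise. Let $\Lambda$ be the group of all $f\in(L_M)_B$ fixing every block setwise. It suffices to show that $\Lambda$ meets finitely many cosets of $N_M$.

**Step 2: local permutations.** For $f\in\Lambda$ and $w\in W_i$ define $f^i(w)\in\operatorname{Sym}(s_i)$ by $f\ell^i_w(j)=\ell^i_w(f^i(w)j)$. Let $T_i\le\operatorname{Sym}(s_i)$ be the group of all $t$ such that the permutation acting on one block $w\in W_i$ by $\ell^i_w(j)\mapsto\ell^i_w(tj)$ and trivially elsewhere on $\mathfrak A$ is in $G$. Conjugation with the $\lambda_i(\sigma)$ shows that this does not depend on $w$.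

**Step 3: $f^i(w')f^i(w)^{-1}\in T_i$ for $f\in\Lambda$, $w,w'\in W_i$.** Let $g\in G_B$ induce $f$. Choose $a<w,w'<b$ in $W_i$ and $\sigma\in\operatorname{Aut}(W_i)$ supported in $(a,b)$ with $\sigma w'=w$. Then $k=\lambda_i(\sigma)g\lambda_i(\sigma)^{-1}g^{-1}\in G$ is trivial outside $D_{J_i}$, as $g$ preserves $D_{J_i}$. On a block $v\in W_i$ it acts in the labels as follows: $g^{-1}$ applies $f^i(v)^{-1}$, then we pass to the block $\sigma^{-1}v$, then $g$ applies $f^i(\sigma^{-1}v)$, then we return to $v$. So $k$ acts on $v$ as $k(v)=f^i(\sigma^{-1}v)f^i(v)^{-1}$. Hence $k(v)=1$ for $v\notin(a,b)$, and $k(w)=f^i(w')f^i(w)^{-1}$. Now shrink the support. Choose $a_1<a_2<\dots<w<\dots<b_2<b_1$ in $W_i$ with $\bigcap_n(a_n,b_n)=\{w\}$, and $\tau_n\in\operatorname{Aut}(W_i)$ fixing $w$ with $\tau_n(a,b)\subseteq(a_n,b_n)$. The elements $\lambda_i(\tau_n)k\lambda_i(\tau_n)^{-1}\in G$ act as $k(w)$ on $w$ and trivially on blocks outside $(a_n,b_n)$ and outside $D_{J_i}$. As the intervals are nested with intersection $\{w\}$, these elements converge pointwise to the permutation acting as $k(w)$ on $w$ and trivially elsewhere. By (1.1) it lies in $G$, so $k(w)\in T_i$.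

**Step 4: counting cosets.** By Step 3 the coset $T_if^i(w)$ does not depend on $w\in W_i$. If $f,f'\in\Lambda$ have the same cosets for $i=1,2,3$, then $ff'^{-1}$ acts on each block $w\in W_i$ by $f^i(w)f'^i(w)^{-1}\in T_i$, and trivially on $B$. Extended trivially outside $U_M$, it is a limit of finite products of elements of $G$, so it lies in $N_M$. Hence $\Lambda$ meets at most $\prod_is_i!$ cosets of $N_M$. $\square$

## 10. From the components to the whole structure

We now have an action on each $U_M$ separately, but the components $M$, and the part of $\mathfrak A$ outside $U$, must be moved coherently. The plan is to shrink every $U_M$ to a finite amount of data, to show that what remains is monadically stable, and to lift the $\Gamma$-action that Lemma 1.2 gives. The lift needs one more fact on $\Gamma$.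

**Lemma 10.1.** An open subgroup $V\le\Gamma$ has no proper open subgroup of finite index. Hence an action of $V$ on a finite set with open point stabilizers is trivial.

*Proof.* *Step 1: $H=\langle\Gamma_F,\Gamma_{F'}\rangle\ge\Gamma_{F\cap F'}$ for finite $F,F'$.* Let $f\in F\setminus F'$ and $F_1=F\setminus\{f\}$. $\Gamma_{F_1}$ is transitive on the 2-subsets of the component of $\mathbb Q\setminus F_1$ containing $f$, which is its orbit of $f$. So it is primitive there, and the stabilizer $\Gamma_F$ of $f$ is maximal in $\Gamma_{F_1}$. Some element of $\Gamma_{F_1\cup F'}\le H\cap\Gamma_{F_1}$ moves $f$. So $H\cap\Gamma_{F_1}$ is strictly larger than $\Gamma_F$, and $\Gamma_{F_1}\le H$. Replace $F$ by $F_1$ and iterate until $F\cap F'$ is reached.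

*Step 2.* Let $R\le V$ be open of finite index. Passing to the intersection of its finitely many $V$-conjugates, assume $R\trianglelefteq V$. Take $F$ with $\Gamma_F\le R$ and $|F|$ minimal. For $v\in V$ we have $\Gamma_{vF}=v\Gamma_Fv^{-1}\le R$, so $\Gamma_{F\cap vF}\le R$ by Step 1, and $vF=F$ by minimality. As $v$ preserves the order, $v\in\Gamma_F\le R$. So $R=V$.

In an action on a finite set, point stabilizers have finite index; if they are open, they are equal to $V$. $\square$

**The structure $\mathfrak O$.** Let $\mathcal Y$ be the set of components of $\mathcal M$. For each $G$-orbit on $\mathcal Y$ fix a representative, and let $M^0$ be the representative of the orbit of $M$. Let $\mathcal B_M$ be the set of cosets $\gamma N_{M^0}$, where $\gamma:U_{M^0}\to U_M$ is a bijection induced by an element of $G$. It is nonempty, and $|\mathcal B_M|=|L_{M^0}:N_{M^0}|$ is finite by Lemma 9.3(c). $G$ acts on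
$$\mathfrak O:=(\mathfrak A\setminus U)\sqcup\mathcal Y\sqcup\bigsqcup_{M\in\mathcal Y}\mathcal B_M .$$

**Lemma 10.2.** $G$ has finitely many orbits on each $\mathfrak O^m$.

*Proof.* $G$ has finitely many orbits on $\mathfrak O$, since $\mathcal Y$ is an equivariant image of $U$ and the $\mathcal B_M$ are finite. We show that the stabilizer of every $z\in\mathfrak O$ contains some $G_A$ with $A$ finite. This is clear for $z\in\mathfrak A\setminus U$. The stabilizer of $M\in\mathcal Y$ contains $G_{\{x\}}$ for $x\in U_M$. An element $\beta=\gamma N_{M^0}\in\mathcal B_M$ is fixed by $\{g\in G:gM=M,\ g|_{U_M}\in N_M\}$, because $\gamma^{-1}N_M\gamma=N_{M^0}$. This group is closed, since $N_M$ acts on $U_M$ as a closed group by (1.1). It has finite index at most $|L_M:N_M|$ in the stabilizer of $M$, which is open. A closed subgroup of finite index in an open group is open, as its complement is a finite union of closed cosets. So it contains some $G_A$. It follows that $\mathfrak O^m$ is a finite union of equivariant images of products of orbits of finite tuples of $\mathfrak A$, on which $G$ has finitely many orbits. $\square$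

Make $\mathfrak O$ a structure whose relations are all $G$-invariant relations. Then $\operatorname{Aut}(\mathfrak O)$ is the closure of the image of $G$, and $\mathfrak O$ is $\omega$-categorical or finite.

**Lemma 10.3.** If $\mathfrak O$ is infinite, it is monadically stable.

*Proof.* **Step 1: $\mathfrak O$ grows at most exponentially along a subsequence.** Let $\mathfrak A'=(\mathfrak A\setminus U)\sqcup\mathcal Y$, and let $p:\mathfrak A\to\mathfrak A'$ and $q:\mathfrak O\to\mathfrak A'$ be the natural $G$-equivariant surjections. The fibers of $q$ have at most $e$ elements for some $e$. Let $u_j(\mathfrak A')$ be the number of $G$-orbits on $j$-subsets of $\mathfrak A'$. Lifting sets along $p$ gives $u_j(\mathfrak A')\le u_j(\mathfrak A)\le u_n(\mathfrak A)$ for $1\le j\le n$. An $n$-subset $T$ of $\mathfrak O$ is contained in $q^{-1}(q(T))$, which has at most $e|q(T)|$ elements. So for infinitely many $n$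
$$u_n(\mathfrak O)\le\sum_{j\le n}2^{ej}u_j(\mathfrak A')\le(n+1)2^{en}3^n ,$$
because $\mathfrak A$ is slow. By Lemma 1.3, $\mathfrak O$ is NIP, and it suffices to show that $\mathfrak O$ is stable.

**Step 2: an order on $\mathfrak O$ would collapse.** If $\mathfrak O$ is unstable, take $C,P$ and $f:P\to V$ from Lemma 3.1 for $\mathfrak O$, and a finite $A\subset\mathfrak A$ with $G_A$ fixing $C$ pointwise. For $z\in\mathfrak A'$ the set $f(q^{-1}(z)\cap P)$ has at most $e$ elements. Taking its $k$-th smallest element, for a suitable $k\le e$, gives a $G_A$-equivariant map $f'$ from a $G_A$-invariant $P'\subseteq\mathfrak A'$ to $V$ with infinite image. Put $P_1=p^{-1}(P')$ and $f_1=f'\circ p$. By Lemma 4.2 there is a chart $W$ over $A$ whose blocks are unions of fibers of $f_1$. Its completion $\hat W$ is good because we are in kind I. So $\hat W\subseteq\mathcal N$ lies in one component $M$, as $\overline{\hat W}\subseteq\mathcal M$ is connected. So $D_W\subseteq D_{\hat W}\subseteq U_M$, and $p$ is constant on $U_M$. Hence $f_1$ is constant on $D_W$, and $W$ has only one block. This is a contradiction. $\square$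

**Proposition 10.4.** A slow structure of kind I is interpretable in $(\mathbb Q;<)$.

*Proof.* **Step 1: coherent frames.** By Lemmas 10.3 and 1.2 there is a homomorphism $\eta:\Gamma\to\operatorname{Aut}(\mathfrak O)$ making $\mathfrak O$ admissible (also if $\mathfrak O$ is finite). Write $\sigma\cdot z=\eta(\sigma)z$. The sets $\mathfrak A\setminus U$ and $\mathcal Y$, the relation "$\beta\in\mathcal B_M$" and the $G$-orbits on $\mathcal Y$ are $\Gamma$-invariant. For $M\in\mathcal Y$ the stabilizer of $M$ in $\Gamma$ is open and acts on the finite set $\mathcal B_M$ with open point stabilizers, so trivially by Lemma 10.1. So we can choose $\beta_M\in\mathcal B_M$ with $\sigma\cdot\beta_M=\beta_{\sigma\cdot M}$ for all $\sigma,M$: choose on representatives of the $\Gamma$-orbits on $\mathcal Y$ and transport. Choose bijections $\gamma_M\in\beta_M$.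

**Step 2: the action.** Define
$$\Psi(\sigma)x=\sigma\cdot x\ \ (x\in\mathfrak A\setminus U),\qquad\Psi(\sigma)x=\gamma_{\sigma\cdot M}\,\mu_{M^0}(\sigma)\,\gamma_M^{-1}x\ \ (x\in U_M).$$
Since $(\sigma\cdot M)^0=M^0$, the inner factors cancel in $\Psi(\sigma')\Psi(\sigma)$, and $\Psi$ is a homomorphism $\Gamma\to\operatorname{Sym}(\mathfrak A)$.

**Step 3: $\Psi(\sigma)\in G$.** Let $\bar x$ be a finite tuple and $M_1,\dots,M_k$ the components with $U_{M_i}$ meeting $\bar x$. As $\eta(\sigma)$ is in the closure of the image of $G$, some $g\in G$ agrees with $\eta(\sigma)$ on the entries of $\bar x$ outside $U$, on the $M_i$ and on the $\beta_{M_i}$. So $g\beta_{M_i}=\beta_{\sigma\cdot M_i}$, that is, $\gamma_{\sigma\cdot M_i}=g\gamma_{M_i}n_i$ with $n_i\in N_{M_i^0}$. On $U_{M_i}$ we have $\Psi(\sigma)=g\nu_i$ with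
$$\nu_i=\gamma_{M_i}n_i\mu_{M_i^0}(\sigma)\gamma_{M_i}^{-1}\in\gamma_{M_i}N_{M_i^0}\gamma_{M_i}^{-1}=N_{M_i}.$$
Elements of $N_{M_i}$ are trivial outside $U_{M_i}$, so $\Psi(\sigma)\bar x=g\nu_1\cdots\nu_k\bar x$ with $g\nu_1\cdots\nu_k\in G$. By (1.1), $\Psi(\sigma)\in G$.

**Step 4: admissibility.** For $x\in U_M$ the stabilizer contains the open group $\{\sigma:\sigma\cdot M=M,\ \mu_{M^0}(\sigma)\gamma_M^{-1}x=\gamma_M^{-1}x\}$. For each of the finitely many $\Gamma$-orbits $\Delta$ on $\mathcal Y$, $M^0$ is constant on $\Delta$, and $x\mapsto(M,\gamma_M^{-1}x)$ identifies $\bigsqcup_{M\in\Delta}U_M$ with the $\Gamma$-set $\Delta\times U_{M^0}$ (diagonal action), which is admissible by Lemma 1.1(a). $\mathfrak A\setminus U$ is admissible as a union of $\Gamma$-orbits of $\mathfrak O$. So $\mathfrak A$ is an admissible $\Gamma$-set on which $\Gamma$ acts by automorphisms, and Lemma 1.1(b) finishes the proof. $\square$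

## 11. Theorem A: the four kinds together

*Proof of Theorem A.* Let $\mathfrak A$ be $\omega$-categorical with $u_n(\mathfrak A)<u_n(\mathfrak S)$ for infinitely many $n$. We show that $\mathfrak A$ is interpretable in $(\mathbb Q;<)$. Finite structures are, by Lemma 1.2, so let $\mathfrak A$ be infinite. As $u_n(\mathfrak S)=a_n\le2^n$, $\mathfrak A$ is slow, hence NIP by Lemma 1.3.

*Kind 0.* If $\mathfrak A$ were unstable, Lemmas 3.1 and 4.2 would give a chart. So $\mathfrak A$ is stable, and Proposition 1.4 applies; this is the easy case we started from.

*Kind III.* Proposition 8.1 gives $u_n(\mathfrak A)\ge\frac{2^n-1}{2n}$ for all $n$, which is larger than $a_n$ for large $n$ by Lemma 2.1(c). So this kind is impossible.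

*Kind II.* Proposition 8.2 gives $u_n(\mathfrak A)\ge a_n$ for all $n$, so this kind is impossible.

*Kind I.* $\mathfrak A$ is interpretable by Proposition 10.4. $\blacksquare$

## 12. Growth rates below the gap

We prove part 1 of Theorem B; the equality $u_n(\mathfrak S)=a_n$ is Lemma 2.1(d). (α) and (β) exclude each other, because $a_n\ge2^n/4n$ and $\phi_s<2$. If (β) fails, then $\mathfrak A$ is slow, interpretable in $(\mathbb Q;<)$ and of kind 0 or I, by the proof in Section 11. It remains to compute $\lim u_n^{1/n}$. For this we count multisets in monadically stable structures.

**Lemma 12.1.** For a structure $\mathfrak B$ let $\Theta_n(\mathfrak B)$ be the number of $\operatorname{Aut}(\mathfrak B)$-orbits on functions $\mathfrak B\to\mathbb N$ with sum of values $n$. If $\mathfrak B$ is finite or $\omega$-categorical and monadically stable, then $\limsup_n\Theta_n(\mathfrak B)^{1/n}\le1$. Moreover $u_n(\mathfrak B)\le\Theta_n(\mathfrak B)$.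

*Proof.* The last claim follows by taking characteristic functions. For finite $\mathfrak B$, $\Theta_n$ is bounded by a polynomial. Consider the class of structures with $\sum_n\Theta_n(\mathfrak B)x^n<\infty$ for all $0\le x<1$. It contains the one-element structure ($\Theta_n=1$) and is closed under isomorphisms and under reducts (more automorphisms, fewer orbits). It is closed under finite disjoint unions, since the series multiply. For infinite copies, an orbit of functions on $\omega\times\mathfrak B$ is a multiset of orbits of nonzero functions on $\mathfrak B$, so
$$\sum_n\Theta_n(\omega\cdot\mathfrak B)x^n=\prod_{k\ge1}(1-x^k)^{-\Theta_k(\mathfrak B)} .$$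
The logarithm is $\sum_j\frac1j\sum_k\Theta_k(\mathfrak B)x^{kj}$. Since $kj\ge k+j-1$, it is at most $\sum_j\frac{x^{j-1}}j\sum_k\Theta_k(\mathfrak B)x^k<\infty$. By (T3) the class contains all $\omega$-categorical monadically stable structures. Convergence for all $x<1$ means $\limsup\Theta_n^{1/n}\le1$. $\square$

**Kind 0.** $\mathfrak A$ is stable, as in Section 11, so monadically stable by Lemma 1.3. By Lemma 12.1 and $u_n\ge1$, $\lim u_n^{1/n}=1=\phi_1$.

**Kind I.** Let $s$ be the maximal block size in $\mathcal N$; it is finite because $\mathcal N$ has finitely many $G$-orbits. Let $F_n$ be the number of compositions of $n$ with parts at most $s$. From $F_n=\sum_{1\le j\le s}F_{n-j}$ (with $F_0=1$ and $F_m=0$ for $m<0$) and $\sum_{j=1}^s\phi_s^{-j}=1$ we get by induction $\delta\phi_s^n\le F_n\le\phi_s^n$ for some $\delta>0$.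

**Step 1: lower bound.** A good chart over some $A$ with blocks of size $s$ has $g_k\ge1$ for $k\le s$, so $G_A$ has at least $F_n$ orbits on $n$-subsets of its domain. By Lemma 3.2, $\liminf u_n^{1/n}\ge\phi_s$.

**Step 2: in a good chart with block size $t$ over $B$, $g_k=1$ for $k\le t$.** We have $g_1=1$ by type (i). Suppose $g_j=1$ for $j<k\le t$ and $g_k\ge2$, where $k\ge2$. Then $\sum_{j\le k}g_j2^{-j}\ge(1-2^{-(k-1)})+2\cdot2^{-k}=1$. So by Lemma 4.3(a) $g_j=0$ for $j>k$, that is, $k=t$. But $g_t=1$, since $G_B$ is transitive on blocks.

**Step 3: sets with the same composition are equivalent under $N_W$.** Let $W$ be a good chart over $B$ with block size $t$, and let $S,S'\subset D_W$ have the same composition, with blocks $w_1<\dots<w_m$ and $w_1'<\dots<w_m'$. Let $B'$ be finite with $B\subseteq B'\subseteq\mathfrak A\setminus D_W$. Since $W$ is a good chart over $B'$, Step 2 allows us to map $S\cap w_1$ to $S'\cap w_1'$ by an element of $G_{B'}$. Then continue in the component above $w_1'$, which is a good chart over $B'\cup w_1'$ with the same block size, and so on. So some element of $G_{B'}$ maps $S$ to $S'$. There are finitely many bijections $S\to S'$, and the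 sets of those induced by $G_{B'}$ form a directed decreasing family of nonempty finite sets. So one bijection is induced for all $B'$. By (9.1) some element of $N_W$ maps $S$ to $S'$.

**Step 4: upper bound.** By Lemma 9.3(a) and Step 3 for $W_{J_0}$, $N_M$ has at most $F_m\le\phi_s^m$ orbits on $m$-subsets of $U_M$, for every $M$. With $\mathfrak A'$ and $p$ as in Lemma 10.3, for an $n$-subset $S\subset\mathfrak A$ let $\omega_S(z)=|S\cap p^{-1}(z)|$, a function on $\mathfrak A'\subseteq\mathfrak O$ with sum $n$. There are at most $\Theta_n(\mathfrak O)$ $G$-orbits of such functions, as the image of $G$ is dense in $\operatorname{Aut}(\mathfrak O)$. For a given $\omega$ the part of $S$ outside $U$ is determined, and the commuting groups $N_M$ have at most $\prod_M\phi_s^{\omega(M)}\le\phi_s^n$ orbits on $\{S:\omega_S=\omega\}$. So $u_n(\mathfrak A)\le\Theta_n(\mathfrak O)\phi_s^n$. Since $\mathfrak O$ is finite or monadically stable (Lemma 10.3), Lemma 12.1 gives $\limsup u_n^{1/n}\le\phi_s$. This proves part 1 of Theorem B. $\blacksquare$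

## 13. The extremal structures

*Proof of part 2 of Theorem B.* Let $\mathfrak A$ be infinite, $\omega$-categorical, not interpretable in $(\mathbb Q;<)$, with $u_n(\mathfrak A)=a_n$ for infinitely many $n$. It is slow, and as in Section 11 it is not of kind 0, I or III. So it is of kind II. Blocks are singletons, and we use the covering of Section 8.

**Step 1: $\mathfrak A$ is one component, a circle.** Fix a component $M$. Suppose there is $z\in\mathfrak A\setminus\mathcal C_M$. For $n\ge2$ and $S\subset\mathcal C_M$ with $|S|=n-1$, the set $S\cup\{z\}$ is not contained in a translate of $\mathcal C_M$, because translates are of the form $\mathcal C_{M'}$ and these are pairwise disjoint for different components. So Proposition 8.2 gives $u_n(\mathfrak A)\ge a_n+1$ for all $n\ge2$, a contradiction. Hence $\mathfrak A=\mathcal C_M=:\mathcal C$. If $M\cong\mathbb R$, Case 3 of Proposition 8.2 gives $u_n\ge2^n/4>a_n$ for large $n$. So $M\cong S^1$.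

**Step 2: the group that $G$ should be.** Let $H$ be the group of permutations of $\mathcal C$ induced (via $s$) by the homeomorphisms $\theta$ of $\tilde M$ that commute with $\tau$ and preserve $s(\mathcal C)$; then $G\le H$. Let $H^+\trianglelefteq H$ be given by the orientation preserving $\theta$ if $\tilde M$ is connected, and by the $\theta$ preserving both components of $\tilde M$ and the orientation of $M$ if not. $H/H^+$ embeds in $\mathbb Z_2$, respectively $\mathbb Z_2^2$.

**Step 3: $G$ contains all local maps.** *Claim 1. Let $J$ be a component of $M\setminus\{p,q\}$, $p\ne q\in\mathcal C$, let $J^1,J^2$ be its two lifts, $W_J=\mathcal C\cap J$ and $W_J^i=\{x\in W_J:s(x)\in J^i\}$. Every order automorphism $f$ of $W_J$ preserving $W_J^1$ and $W_J^2$, extended by the identity, is in $G$.*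

Let $r\in\mathcal C\setminus(J\cup\{p,q\})$ and $B_0=\{p,q,r\}$. As in the proof of Lemma 9.1: $G_{B_0}$ preserves the component of $M\setminus\{p,q\}$ containing $r$, hence $J$, and fixes both ends of $J$. If it fixed $c\in J$, then choosing $\beta$ with $c\in\overline W_\beta$ and applying Lemma 5.2(a) to $G_{B_0\cup A_\beta}$ we would get $c\in W_\beta$ and $c\in B_0$, which is impossible. By Lemma 5.1, and since kind II has no charts with infinite blocks, $W_J$ is a chart over $B_0$. $G_{B_0}$ fixes $s(p)$, which lies on exactly one of the two lifts of the closed arc $J\cup\{p,q\}$. So $G_{B_0}$ preserves both lifts, and the dense sets $W_J^1,W_J^2$. The completion of $W_J$ therefore has at least two orbits on its domain. So it is of type (ii) with exactly two orbits, its domain is $W_J$, and $W_J$ is good over $B_0$ with orbits $W_J^1,W_J^2$. For finite $B$ with $B_0\subseteq B\subseteq\mathfrak A\setminus W_J$, $W_J$ is good over $B$ by Lemma 5.2, with the same two orbits. By Lemma 4.3(c) some $g\in G_B$ maps the set of entries of a finite tuple $\bar x$ of $W_J$ to that of $f\bar x$. Since $g$ and $f$ preserve the order, $g\bar x=f\bar x$. Now (1.1) gives Claim 1.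

**Step 4: $H^+\le G$.** Let $\theta\in H^+$ and let $x_1,\dots,x_n\in\mathcal C$ be distinct. We deform $\theta$ to the identity and follow the points through small arcs. Identify $M=\mathbb R/\mathbb Z$ and $\tilde M=\mathbb R/2\mathbb Z$ with $\tau(t)=t+1$ (respectively $\tilde M=\mathbb R/\mathbb Z\times\{1,2\}$). Lift $\theta$ to an increasing $\vartheta:\mathbb R\to\mathbb R$ with $\vartheta(t+1)=\vartheta(t)+1$. In the connected case commutation with $\tau$ gives $\vartheta(t+1)=\vartheta(t)+1+2k$ with $k$ constant, and $\vartheta(t+2)=\vartheta(t)+2$ forces $k=0$. In the disconnected case $\theta$ acts on both components by the same map, since it commutes with $\tau$. The maps $(1-u)t+u\vartheta(t)$, $0\le u\le1$, are increasing and commute with $t\mapsto t+1$. They induce homeomorphisms $\theta_u$ of $\tilde M$ commuting with $\tau$, from $\theta_0=\mathrm{id}$ to $\theta_1=\theta$.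

Put $\zeta_i(u)=\theta_u(s(x_i))$. For each $u$ the points $\kappa\zeta_i(u)$ ($i\le n$) are distinct. By compactness there are $0=u_0<\dots<u_N=1$ and, for each $j\ge1$, pairwise disjoint arcs $J_{j,1},\dots,J_{j,n}$ with ends in $\mathcal C$ such that $\zeta_i([u_{j-1},u_j])$ lies in one lift $\tilde J_{j,i}$ of $J_{j,i}$. For $0<j<N$ the open set $\tilde J_{j,i}\cap\tilde J_{j+1,i}$ contains $\zeta_i(u_j)$. As $s(\mathcal C)$ is dense in $\tilde M$, choose $x_i^j\in\mathcal C$ with $s(x_i^j)$ in it. Put $x_i^0=x_i$ and $x_i^N=\theta x_i$. Then $x_i^{j-1}$ and $x_i^j$ lie in $W_{J_{j,i}}$ and have the same color there. The automorphism group of a dense order with two dense colors is transitive on each color. So by Claim 1 there are elements of $G$ supported on $W_{J_{j,i}}$ mapping $x_i^{j-1}$ to $x_i^j$. For fixed $j$ their supports are disjoint; composing over $i$ and then over $j$ we obtain $g\in G$ with $gx_i=\theta x_i$ for all $i$. By (1.1), the permutation induced by $\theta$ is in $G$.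

**Step 5: $G=H$.** We have $H^+\le G\le H$. If $G\ne H$, then $|G:H^+|=1$ in the connected case and $|G:H^+|\le2$ in the disconnected case. In the connected case the functions $f_S\in\mathcal X_n$ of the sets $S$ in one $G$-orbit form one class under the $2n$ rotations. In the disconnected case the words in $\{0,1\}^{\mathbb Z_n}$ of the sets in one $G$-orbit form at most two classes under the $n$ rotations. So each $G$-orbit accounts for at most $2n$ of the $2^n$ functions, and $u_n(\mathfrak A)\ge2^n/2n>a_n$ for large $n$ by Lemma 2.1(c). This is a contradiction.

**Step 6: identifying $\mathfrak A$.** If $\tilde M$ is connected, identify it with the unit circle so that $\tau=-1$. Then $s(\mathcal C)$ is a countable dense set without antipodal points, because it contains one point of each fiber over $\mathcal C$. By (2.1), $H$ is the automorphism group of a copy of $\mathfrak S$ on $\mathcal C$.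

If $\tilde M$ is disconnected, let $E$ be the relation "$s(x),s(y)$ lie in the same component of $\tilde M$" on $\mathcal C$; its two classes are dense in $M$, so $(\mathcal C;\operatorname{Sep},E)\cong\mathfrak D$. We claim $H=\operatorname{Aut}(\mathcal C;\operatorname{Sep},E)$. The inclusion $\le$ is clear. For the other, let $g$ preserve $\operatorname{Sep}$ and $E$. For distinct $a,b,c,d$ the triples $(a,b,c)$ and $(a,b,d)$ have the same orientation iff $\operatorname{Sep}(a,b;c,d)$ fails. So whether $g$ preserves or reverses the orientation of a triple does not change when one entry is replaced, and it does not depend on the order of the entries. Hence it is the same for all triples, and $g$ preserves or reverses cyclic order. So it extends to a homeomorphism of $M$. As $g$ preserves or exchanges the classes of $E$, this lifts to a homeomorphism of $\tilde M$ commuting with $\tau$ and preserving $s(\mathcal C)$.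

Structures which are $\omega$-categorical and have the same automorphism group are interdefinable, so $\mathfrak A$ is $\mathfrak S$ or $\mathfrak D$ up to isomorphism and interdefinability.

**Step 7: the claims on $\mathfrak D$.** By the argument on $\operatorname{Sep}$ in Step 6, automorphisms of $\mathfrak D$ preserve or reverse cyclic order and preserve or exchange the classes. Conversely, by back-and-forth, two $n$-sets whose cyclic words agree up to $D_n\times\mathbb Z_2$ lie in one orbit. So $u_n(\mathfrak D)=b_n$, which equals $a_n$ iff $n$ is odd, by Lemma 2.1(b).

It remains to see that $\mathfrak D$ is not interpretable in $(\mathbb Q;<)$; for $\mathfrak S$ this is the known fact from Section 2. We find $\mathfrak S$ inside $\mathfrak D$ over three parameters. Name three points $p,q,r$ and let $J$ be the arc between $p$ and $q$ not containing $r$. The set $\mathbb P\cap J=\{x:\operatorname{Sep}(p,q;r,x)\}$ is definable, and so is its linear order from $p$ to $q$: $x<y$ iff $\operatorname{Sep}(p,y;x,q)$. On $\mathbb P\cap J$ define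
$$x\prec y\ :\Leftrightarrow\ (x<y\ \wedge\ xEy)\ \vee\ (y<x\ \wedge\ \neg\,xEy).$$
Identify $J$ with $(0,\pi)$ and send $\theta$ to $e^{i\theta}$ or $-e^{i\theta}$ according to the class. The image is countable and dense in the circle, and contains no two antipodal points. For points of the same class, at $\theta$ and $\eta$, the counterclockwise angle from the first to the second is less than $\pi$ iff $\theta<\eta$. For points of different classes this angle is $\eta-\theta+\pi$, which is less than $\pi$ iff $\eta<\theta$. So we have a copy of $S(2)$.

If $\mathfrak D$ were interpretable in $(\mathbb Q;<)$, then $\mathfrak S$ would be interpretable in $(\mathbb Q;<,c_1,\dots,c_k)$ for some rationals $c_1<\dots<c_k$, namely the entries of tuples representing $p,q,r$. But this structure is interpretable in $(\mathbb Q;<)$. To see this, identify each of the $k+1$ open intervals cut out by the $c_i$ with $\mathbb Q$, let $\Gamma$ act on all of them simultaneously and trivially on the $k$ points, and use Lemma 1.1(b). So $\mathfrak S$ would be interpretable in $(\mathbb Q;<)$, contradicting the known fact. $\blacksquare$
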